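\title{$W^2_p$ estimates for non-divergence form systems with partially VMO coefficients: counterexamples and an ODE criterion}

\begin{abstract}
We consider second-order elliptic and parabolic systems of $n\ge2$ equations in non-divergence form in $d\ge2$ space variables, with coefficients that are measurable in one variable and have small mean oscillation in the others. We show that the $W^2_p$ estimates for such systems are false in general, already for coefficients depending on one variable. For any compact convex set of coefficient values, the estimates hold if and only if a family of linear ordinary differential equations has no nonzero bounded solution; in particular, their validity does not depend on $p\in(1,\infty)$. With this criterion we show that the estimates hold exactly when the ellipticity constant $\kappa\in(0,1]$ exceeds a threshold in $[(2/3)^{1/4},1]$. The threshold equals $1$, so that the estimates fail for every $\kappa$, when $n\ge4$ and when $n=3$, $d\ge4$; it is smaller than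 $1$ in the remaining cases. For elliptic systems without mixed derivatives the threshold is $2^{-1/4}$.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The question}

Let $d\ge2$ and $n\ge2$ be integers, let $\kappa\in(0,1]$, and write $x=(x',x_d)$ with $x'=(x_1,\dots,x_{d-1})$. We study elliptic and parabolic systems of $n$ equations in non-divergence form,
\[
A^{ij}D_{ij}u=f\quad\text{in }\mathbb R^d,\qquad\qquad u_t-A^{ij}D_{ij}u=f\quad\text{in }\mathbb R\times\mathbb R^d,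
\]
with summation over $i,j=1,\dots,d$. The unknown $u$ takes values in $\mathbb R^n$, and each $A^{ij}$ is a measurable real $n\times n$ matrix function of $x$ in the elliptic case and of $(t,x)$ in the parabolic case. Let $\mathcal M_\kappa=\mathcal M_{d,n,\kappa}$ be the set of constant tuples $A=(A^{ij})_{i,j\le d}$ such that
\begin{equation}\label{eq:ell-cond}
|A^{ij}|\le\kappa^{-1},\qquad \sum_{i,j=1}^d\langle A^{ij}\xi_j,\xi_i\rangle\ge\kappa\sum_{i=1}^d|\xi_i|^2\quad\text{for all }\xi_1,\dots,\xi_d\in\mathbb R^n,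
\end{equation}
where $|A^{ij}|$ is the operator norm. No symmetry is assumed. The set $\mathcal M_\kappa$ is compact and convex, and it shrinks as $\kappa$ grows. The coefficients are \emph{bounded and uniformly elliptic} if they take values in $\mathcal M_\kappa$.

We write $(g)_Q=|Q|^{-1}\int_Qg$ for averages. Let $B_r(x)$ and $B'_r(x')$ be the balls in $\mathbb R^d$ and $\mathbb R^{d-1}$, and let $Q_r(t,x)=(t-r^2,t)\times B_r(x)$ and $Q'_r(t,x')=(t-r^2,t)\times B'_r(x')$.

\begin{definition}[partially VMO coefficients]\label{def:vmo}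
Let $\gamma,R_0>0$. Coefficients $A=A(t,x)$ satisfy \emph{Assumption $(\gamma,R_0)$} if for every $(t,x)$ and every $r\in(0,R_0]$
\[
\frac1{|Q_r(t,x)|}\int_{Q_r(t,x)}\big|A(s,y',y_d)-\bar A_{r,t,x'}(y_d)\big|\,dy\,ds\le\gamma,
\qquad \bar A_{r,t,x'}(y_d)=\big(A(\cdot,\cdot,y_d)\big)_{Q'_r(t,x')}.
\]
In the elliptic case there is no time variable, and $Q_r(t,x)$, $Q'_r(t,x')$ are replaced by $B_r(x)$, $B'_r(x')$.
\end{definition}

The integral measures how far $A$ is, at scale $r$, from a function of $x_d$ alone. Nothing is required of the dependence on $x_d$: if $A=A(x_d)$, then $\bar A=A$ and Assumption $(\gamma,R_0)$ holds for \emph{all} $\gamma,R_0>0$.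

The estimates in question are, with $f=A^{ij}D_{ij}u$,
\begin{equation}\label{eq:E}
\|D^2u\|_{L_p(\mathbb R^d)}\le N\|f\|_{L_p(\mathbb R^d)}+NR_0^{-2}\|u\|_{L_p(\mathbb R^d)},\qquad u\in W^2_p(\mathbb R^d;\mathbb R^n),
\end{equation}
and, with $f=u_t-A^{ij}D_{ij}u$,
\begin{equation}\label{eq:P}
\|u_t\|_{L_p(\mathbb R^{d+1})}+\|D^2u\|_{L_p(\mathbb R^{d+1})}\le N\|f\|_{L_p(\mathbb R^{d+1})}+NR_0^{-2}\|u\|_{L_p(\mathbb R^{d+1})}
\end{equation}
for $u\in W^{1,2}_p(\mathbb R^{d+1};\mathbb R^n)$, that is, $u,Du,D^2u,u_t\in L_p$. It is convenient to let the set of admissible values vary. Let $\mathcal M\subset\mathcal M_\kappa$ be nonempty, compact and convex, and call a measurable $\mathcal M$-valued function an \emph{$\mathcal M$-coefficient}. We say that $\mathrm{Ell}_p(\mathcal M)$ holds if there are $\gamma>0$ and $N<\infty$ such that \eqref{eq:E} holds for every $R_0>0$ and every $\mathcal M$-coefficient satisfying Assumption $(\gamma,R_0)$; the statement $\mathrm{Par}_p(\mathcal M)$ is the same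 with \eqref{eq:P}.

\medskip
\noindent\textbf{Question.} \emph{Do $\mathrm{Ell}_p(\mathcal M_{d,n,\kappa})$ and $\mathrm{Par}_p(\mathcal M_{d,n,\kappa})$ hold for all $d,n\ge2$, $\kappa\in(0,1]$ and $p\in(1,\infty)$?}
\medskip

Whether the classical $W^2_p$ estimates hold for systems with partially VMO coefficients is posed as an open problem in \cite{BD}.

\subsection{What one would guess, and what goes wrong}\label{sec:guess}

For constant $A\in\mathcal M_\kappa$, the choice $\xi_i=\zeta_iv$ in \eqref{eq:ell-cond} shows that the symbol $\mathcal A(\zeta)=A^{ij}\zeta_i\zeta_j$ satisfies $\langle\mathcal A(\zeta)v,v\rangle\ge\kappa|\zeta|^2|v|^2$. So $\zeta_i\zeta_j\mathcal A(\zeta)^{-1}$ is smooth off the origin and homogeneous of degree $0$, and the Mikhlin multiplier theorem gives $\|D^2u\|_p\le N\|f\|_p$. A small oscillation condition lets one compare an operator, at small scales, with a frozen one, and under Definition~\ref{def:vmo} the frozen operator has coefficients $\bar A(x_d)$ that are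 merely measurable. The heart of the question is therefore the case $A=A(x_d)$. There one solves the system for $D_{dd}u$: with $M=(A^{dd})^{-1}$ and sums over $j,k<d$,
\[
D_{dd}u+M(A^{jd}+A^{dj})D_{jd}u+MA^{jk}D_{jk}u=Mf .
\]
For a single equation, $M$ is a positive number, the normalized equation is again elliptic, and the estimates hold (Remark~\ref{rem:scalar}). Since \eqref{eq:ell-cond} is imposed for all $\xi_1,\dots,\xi_d$ and not only for those of the form $\zeta_iv$, one would guess the same for systems.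

The guess fails because a product of two matrices with positive quadratic forms need not have a positive quadratic form. Suppose that $A(x_d)$ oscillates rapidly. Then $D_{dd}u$ can oscillate together with $A$, while $D_{jd}u$ and $D_{jk}u$ see only averages. The effective equation is thus obtained by averaging the normalized coefficients $M(A^{jd}+A^{dj})$ and $MA^{jk}$, not the $A^{ij}$ themselves, and such an average can be degenerate.

\subsection{Results}

\begin{theorem}\label{thm:counter}
Let $d,n\ge2$, $p\in(1,\infty)$ and $0<\kappa\le2^{-1/4}$. Then $\mathrm{Ell}_p(\mathcal M_\kappa)$ and $\mathrm{Par}_p(\mathcal M_\kappa)$ are false, already for coefficients depending on $x_d$ only. If the operator norm in \eqref{eq:ell-cond} is replaced by another matrix norm, the same holds for all sufficiently small $\kappa$.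
\end{theorem}

So the answer to the Question is no. To decide when the estimates do hold, we turn the averaging heuristic into a criterion. For $A\in\mathcal M_\kappa$ and $v\in\mathbb R^n$ we have $\kappa|v|^2\le\langle A^{dd}v,v\rangle\le|A^{dd}v||v|$, so $M=(A^{dd})^{-1}$ exists and $|M|\le\kappa^{-1}$. Put
\begin{equation}\label{eq:nu}
\nu(A)=\big(M,\ M(A^{jd}+A^{dj}),\ MA^{jk}\big)_{j,k<d},\qquad \mathcal N=\mathcal N(\mathcal M)=\operatorname{conv}\nu(\mathcal M).
\end{equation}
The map $\nu$ is continuous on $\mathcal M_\kappa$. Recall Carath\'eodory's theorem: in a vector space of dimension $D$, every point of the convex hull of a set is a convex combination of at most $D+1$ of its points. Hence $\mathcal N$ is compact. For $\theta=(\xi,\tau)\in\mathbb R^{d-1}\times\mathbb R$ let $|\theta|=|\xi|+|\tau|^{1/2}$, and for a measurable $\mathcal N$-valued function $\mathbf c=(M,E_j,C_{jk})$ on $\mathbb R$ let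
\begin{equation}\label{eq:Ptheta}
P^{\mathbf c}_\theta w=w''+iE_\xi w'-C_\xi w-i\tau Mw,\qquad E_\xi=\sum_{j<d}\xi_jE_j,\quad C_\xi=\sum_{j,k<d}\xi_j\xi_kC_{jk}.
\end{equation}

\begin{definition}\label{def:B}
Condition $(\mathrm B_P)$ holds for $\mathcal M$ if, for every $\theta\ne0$ and every measurable $\mathcal N(\mathcal M)$-valued $\mathbf c$, the only $w\in W^2_\infty(\mathbb R;\mathbb C^n)$ with $P^{\mathbf c}_\theta w=0$ is $w=0$. Condition $(\mathrm B_E)$ is the same requirement for $\theta=(\xi,0)$, $\xi\ne0$.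
\end{definition}

\begin{theorem}[reduction to an ODE]\label{thm:ode}
Let $\mathcal M\subset\mathcal M_\kappa$ be nonempty, compact and convex. Then
\begin{align*}
\mathrm{Ell}_p(\mathcal M)\text{ for some }p\in(1,\infty)&\iff\mathrm{Ell}_p(\mathcal M)\text{ for all }p\in(1,\infty)\iff(\mathrm B_E),\\
\mathrm{Par}_p(\mathcal M)\text{ for some }p\in(1,\infty)&\iff\mathrm{Par}_p(\mathcal M)\text{ for all }p\in(1,\infty)\iff(\mathrm B_P).
\end{align*}
This holds for any choice of the matrix norm in \eqref{eq:ell-cond}.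
\end{theorem}

\begin{theorem}[classification]\label{thm:class}
There are numbers $\kappa_E^*(d,n)\le\kappa_P^*(d,n)$ in $[(2/3)^{1/4},1]$, independent of $p$, such that $\mathrm{Ell}_p(\mathcal M_{d,n,\kappa})$ holds if and only if $\kappa>\kappa_E^*$, and $\mathrm{Par}_p(\mathcal M_{d,n,\kappa})$ holds if and only if $\kappa>\kappa_P^*$. Moreover:
\begin{itemize}
\item[(a)] If $n\ge4$, or $n=3$ and $d\ge4$, then $\kappa_E^*=\kappa_P^*=1$: both estimates fail for every $\kappa\in(0,1]$ and $p\in(1,\infty)$.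
\item[(b)] If $n=2$, or $n=3$ and $d\in\{2,3\}$, then $\kappa_E^*\le\kappa_P^*<1$: both estimates hold for all $p$ when $\kappa$ is close to $1$, and fail when $\kappa\le(2/3)^{1/4}$.
\end{itemize}
\end{theorem}

We do not determine the thresholds in case (b). For elliptic systems without mixed derivatives the threshold is explicit, and it is the constant of Theorem~\ref{thm:counter}.

\begin{theorem}[no mixed derivatives]\label{thm:diag}
Let $\mathcal M^0_\kappa=\{A\in\mathcal M_\kappa:A^{ij}=0\text{ for }i\ne j\}$. For all $d,n\ge2$ and $p\in(1,\infty)$, $\mathrm{Ell}_p(\mathcal M^0_\kappa)$ holds if and only if $\kappa>2^{-1/4}$.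
\end{theorem}

For the operator norm, Theorem~\ref{thm:class} contains Theorem~\ref{thm:counter}, since $2^{-1/4}<(2/3)^{1/4}$. We prove Theorem~\ref{thm:counter} first and by hand (Section~\ref{sec:example}), because its proof needs nothing else and shows the mechanism. The necessity of the ODE conditions is proved in Section~\ref{sec:ode}. Their sufficiency takes three steps: a Green matrix for $P_\theta$ (Section~\ref{sec:green}), the $L_p$ estimate for coefficients depending on $x_d$ (Section~\ref{sec:lp}), and a perturbation argument (Section~\ref{sec:pert}). Sections~\ref{sec:diag}--\ref{sec:one} deal with ordinary differential equations only and use Theorem~\ref{thm:ode} just as a statement.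

\subsection{Conventions}

On $\mathbb C^n$ we use $\langle v,w\rangle=\sum v_i\bar w_i$ and the bilinear product $v\cdot w=\sum v_iw_i$. If $B$ is a real matrix and $v=a+ib$ with $a,b$ real, then
\begin{equation}\label{eq:real}
|Bv|\le|B||v|,\qquad \operatorname{Re}\langle Bv,v\rangle=\langle Ba,a\rangle+\langle Bb,b\rangle;
\end{equation}
in particular $\operatorname{Re}\langle Bv,v\rangle=0$ if $B$ is antisymmetric. Since the coefficients are real, \eqref{eq:E} and \eqref{eq:P} for real $u$ and for complex $u$ are equivalent up to a factor in $N$, and we use complex $u$ freely. We use the interpolation inequality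
\begin{equation}\label{eq:interp}
\|Du\|_{L_p(\mathbb R^k)}\le\varepsilon\|D^2u\|_{L_p(\mathbb R^k)}+N\varepsilon^{-1}\|u\|_{L_p(\mathbb R^k)},\qquad 1\le p\le\infty,\ \varepsilon>0,
\end{equation}
also integrated in $t$. The letter $N$ denotes constants that depend only on the parameters fixed in the statement at hand. Finally,
\[
J=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad R(\phi)=\cos\phi\,I+\sin\phi\,J;
\]
$R(\phi)$ is the rotation by $\phi$, so $|R(\phi)|=1$ and $\langle R(\phi)v,v\rangle=\cos\phi\,|v|^2$ for $v\in\mathbb R^2$.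

\section{Two elliptic operators with a degenerate average}\label{sec:example}

Take $d=n=2$ and the system $\kappa^{-1}R(\phi_1)D_{11}u+\kappa^{-1}R(\phi_2)D_{22}u=f$. It satisfies \eqref{eq:ell-cond} when $\cos\phi_1,\cos\phi_2\ge\kappa^2$. Solving for $D_{22}u$ produces the operator $D_{22}+R(\phi_1-\phi_2)D_{11}$, in which the admissible range of angles has doubled. Once $\kappa^2\le\cos(\pi/4)$, we may take $\phi_1=-\phi_2=\mp\pi/4$ and obtain $D_{22}\mp JD_{11}$. Each of these two operators comes from an elliptic system with constant coefficients, but their average $D_{22}$ annihilates $\cos(x_1)e_1$. We let the sign alternate at scale $\varepsilon$ and add to $\cos(x_1)e_1$ a corrector of size $\varepsilon^2$ whose second derivative in $x_2$ has size one and cancels $\mp JD_{11}(\cos(x_1)e_1)$.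

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Since $\mathcal M_\kappa$ shrinks as $\kappa$ grows, let $\kappa=2^{-1/4}$. Let $s$ be $1$-periodic, equal to $1$ on $(0,\frac12)$ and to $-1$ on $(\frac12,1)$. As $s$ has mean zero, it has a periodic primitive of mean zero, and integrating once more gives a $1$-periodic $\varphi\in C^{1,1}$ with $\varphi''=s$. For $\varepsilon\in(0,1]$ put $s_\varepsilon(x_d)=s(x_d/\varepsilon)$. On the first two components of $\mathbb R^n$ let
\[
A^{dd}=2^{1/4}R(s_\varepsilon\pi/4),\qquad A^{jj}=2^{1/4}R(-s_\varepsilon\pi/4)\quad(j<d),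
\]
let every $A^{ii}$ be the identity on the other $n-2$ components, and let $A^{ij}=0$ for $i\ne j$. The norms are at most $2^{1/4}=\kappa^{-1}$. The quadratic form in \eqref{eq:ell-cond} equals $2^{1/4}\cos(\pi/4)\sum|\xi_i|^2=\kappa\sum|\xi_i|^2$ on the first block and $\sum|\xi_i|^2$ on the second. Thus $A$ is an $\mathcal M_\kappa$-coefficient depending on $x_d$ only, and it satisfies Assumption $(\gamma,R_0)$ for all $\gamma,R_0$.

On the first block $(A^{dd})^{-1}A^{jj}=R(-s_\varepsilon\pi/2)=-s_\varepsilon J$, so there $A^{ij}D_{ij}=A^{dd}(D_{dd}-s_\varepsilon J\Delta')$ with $\Delta'=\sum_{j<d}D_{jj}$. Let $e_1,e_2$ be the first two unit vectors, $Je_1=e_2$, $Je_2=-e_1$, and let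
\[
u_\varepsilon=\cos(x_1)\big(e_1-\varepsilon^2\varphi(x_d/\varepsilon)e_2\big).
\]
Then $D_{dd}u_\varepsilon=-s_\varepsilon\cos(x_1)e_2$ and $\Delta'u_\varepsilon=-u_\varepsilon$, so
\[
D_{dd}u_\varepsilon-s_\varepsilon J\Delta'u_\varepsilon=-s_\varepsilon\cos(x_1)e_2+s_\varepsilon\cos(x_1)\big(e_2+\varepsilon^2\varphi e_1\big)=\varepsilon^2s_\varepsilon\,\varphi(x_d/\varepsilon)\cos(x_1)e_1 .
\]
Hence $|A^{ij}D_{ij}u_\varepsilon|\le N\varepsilon^2$, $|u_\varepsilon|+|Du_\varepsilon|\le N$ and $|D_{dd}u_\varepsilon|=|\cos x_1|$, with $N$ independent of $\varepsilon$.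

Let $\eta\in C_c^\infty(B_2)$ equal $1$ on $B_1$, and let $U=\eta(x/R)u_\varepsilon$ with $R\ge1$. Every term of $A^{ij}D_{ij}U$ in which a derivative falls on the cutoff is bounded by $N/R$, so $\|A^{ij}D_{ij}U\|_p\le N(\varepsilon^2+R^{-1})R^{d/p}$, and $\|U\|_p\le NR^{d/p}$. On the other hand, $R^{-d}\int_{B_R}|\cos x_1|^p\,dx$ tends to $|B_1|$ times the mean of $|\cos|^p$, so $\|D^2U\|_p\ge cR^{d/p}$ for large $R$, with $c>0$ independent of $\varepsilon$ and $R$. Estimate \eqref{eq:E} would give $c\le N(\varepsilon^2+R^{-1}+R_0^{-2})$, which is false for small $\varepsilon$ and large $R,R_0$. In the parabolic case take $U=\zeta(t/R)\eta(x/R)u_\varepsilon$ with $\zeta\in C_c^\infty(-2,2)$ equal to $1$ on $(-1,1)$. Then $|U_t|\le N/R$, and the three bounds hold with $R^{(d+1)/p}$ in place of $R^{d/p}$.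

The matrices used here form a fixed finite set. In any other norm they are bounded by a constant $N_0$, so they are admissible for $\kappa\le\min\{N_0^{-1},2^{-1/4}\}$.
\end{proof}

\begin{remark}\label{rem:R0}
Letting $R_0\to\infty$ is not the source of the failure. If \eqref{eq:E} held with $R_0=1$ for all $\mathcal M$-coefficients depending on $x_d$, then applying it to $u(\lambda x)$ and $A(\lambda x_d)$ would give \eqref{eq:E} with $R_0=\lambda$ and the same $N$. The parabolic case is the same with $u(\lambda^2t,\lambda x)$.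
\end{remark}

\section{The ordinary differential operators $P_\theta$; necessity}\label{sec:ode}

From now on we write the parabolic case. The elliptic case is obtained by deleting $t$ and $\tau$; where more has to change, we say so. When only functions on $\mathbb R$ are involved, $x$ and $y$ denote real variables. For an $\mathcal M$-coefficient $A=A(x_d)$ we write $L=A^{ij}D_{ij}$ and $P^A_\theta=P^{\nu(A)}_\theta$. Separation of variables gives
\begin{equation}\label{eq:sep}
M(L-\partial_t)\big[e^{i(x'\cdot\xi+t\tau)}w(x_d)\big]=e^{i(x'\cdot\xi+t\tau)}(P^A_\theta w)(x_d).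
\end{equation}
The family $P^{\mathbf c}_\theta$ is invariant under translations of $\mathbf c$ and under dilations: with $\rho\cdot\theta=(\rho\xi,\rho^2\tau)$ and $\mathbf c_\rho(x)=\mathbf c(x/\rho)$ we have $|\rho\cdot\theta|=\rho|\theta|$ and
\begin{equation}\label{eq:dil}
P^{\mathbf c}_{\rho\cdot\theta}\big[w(\rho\,\cdot)\big](x)=\rho^2\big(P^{\mathbf c_\rho}_\theta w\big)(\rho x),\qquad\rho>0.
\end{equation}
The convex hull in \eqref{eq:nu} makes the family closed under weak* limits as well.

\begin{lemma}\label{lem:compact}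
Let $\mathcal K$ be a compact convex set of tuples $(M,E_j,C_{jk})$.
\begin{itemize}
\item[(a)] $\|w\|_{W^2_\infty}\le N(\mathcal K)\big(\|w\|_\infty+\|P^{\mathbf c}_\theta w\|_\infty\big)$ for all measurable $\mathcal K$-valued $\mathbf c$, all $|\theta|\le2$ and all $w\in W^2_\infty(\mathbb R)$.
\item[(b)] Let $\mathbf c_m$ be measurable and $\mathcal K$-valued, $\theta_m\to\theta$, $\sup_m\|w_m\|_{W^2_\infty}<\infty$ and $\|P^{\mathbf c_m}_{\theta_m}w_m\|_\infty\to0$. Then along a subsequence $\mathbf c_m\to\mathbf c$ weakly* in $L_\infty$ and $w_m\to w$ in $C^1_{\mathrm{loc}}$, where $\mathbf c$ is $\mathcal K$-valued, $w\in W^2_\infty$ and $P^{\mathbf c}_\theta w=0$.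
\end{itemize}
\end{lemma}

\begin{proof}
(a) Combine $|w''|\le N(|w'|+|w|)+|P^{\mathbf c}_\theta w|$ with \eqref{eq:interp} for $p=\infty$ and small $\varepsilon$.

(b) The subsequence exists by the Banach--Alaoglu and Arzel\`a--Ascoli theorems, and $w_m''\to w''$ weakly*. The set $\mathcal K$ is an intersection of countably many half-spaces $\{\ell\le a\}$, and each inequality $\int(\ell(\mathbf c_m)-a)\phi\le0$ with $0\le\phi\in L_1$ passes to the limit; so $\mathbf c$ is $\mathcal K$-valued. For $\phi\in C_c(\mathbb R)$ the functions $w_m\phi$ and $w_m'\phi$ converge in $L_1$, so their integrals against weakly* convergent coefficients converge, and $\int(P^{\mathbf c}_\theta w)\phi=0$.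
\end{proof}

\begin{remark}[one equation]\label{rem:scalar}
Let $n=1$. Dividing the ellipticity inequality by $A^{dd}\le\kappa^{-1}$ gives $\lambda^2+E_\xi\lambda+C_\xi\ge\kappa^2|\xi|^2$ for real $\lambda$, and $M\ge\kappa$. These conditions are linear in $\mathbf c$, so they hold on $\mathcal N$, and $\lambda=-E_\xi/2$ gives $C_\xi-E_\xi^2/4\ge\kappa^2|\xi|^2$. If $P^{\mathbf c}_\theta w=0$, then
\[
\tfrac12(|w|^2)''\ge|w'|^2+C_\xi|w|^2-|E_\xi||w'||w|\ge\kappa^2|\xi|^2|w|^2 .
\]
A bounded convex function on $\mathbb R$ is constant, so $w=0$ if $\xi\ne0$. If $\xi=0$, then $\frac12(|w|^2)''=|w'|^2$ forces $w'=0$, and $\tau Mw=0$ gives $w=0$. Thus $(\mathrm B_P)$ and $(\mathrm B_E)$ hold for every $\kappa$. The proof of Theorem~\ref{thm:ode} does not use $n\ge2$, so for one equation both estimates hold.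
\end{remark}

In the example of Section~\ref{sec:example}, the midpoint $\mathbf c$ of the two values of $\nu(A)$ has $E_\xi=C_\xi=0$ on the first block, and $w=e_1$ is a bounded solution of $P^{\mathbf c}_{(\xi,0)}w=0$. The same construction works for every bounded solution.

\begin{proposition}\label{prop:nec}
If $(\mathrm B_P)$ fails, then $\mathrm{Par}_p(\mathcal M)$ fails for every $p\in(1,\infty)$, already for coefficients depending on $x_d$ only. If $(\mathrm B_E)$ fails, the same is true of $\mathrm{Ell}_p(\mathcal M)$.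
\end{proposition}

\begin{proof}
Let $0\ne w\in W^2_\infty$ solve $P^{\mathbf c}_\theta w=0$. After a translation and a dilation, $w(0)\ne0$ and $|\theta|=1$; then $|\xi|^2+|\tau|\ge\frac12$.

\emph{Oscillating coefficients.} The function $\mathbf c$ need not be of the form $\nu(A)$, so we approximate it. Fix $m\ge1$. On each interval $I=[k/m,(k+1)/m)$ the average $(\mathbf c)_I$ lies in $\mathcal N$ and is a finite convex combination $\sum_l\lambda_l\nu(A_l)$ with $A_l\in\mathcal M$. Cut $I$ into consecutive pieces of lengths $\lambda_l/m$ and let $A_m=A_l$ on the $l$-th piece. The primitive $\Delta_m(x)=\int_0^x(\nu(A_m)-\mathbf c)$ vanishes at the points $k/m$ and is Lipschitz, so $|\Delta_m|\le N/m$.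

\emph{The corrector.} Write $P^m=P^{A_m}_\theta$ with coefficients $M^m,E^m_\xi,C^m_\xi$. The function $\rho_m=P^mw=(P^m-P^{\mathbf c}_\theta)w$ is bounded but not small. It is a sum of products of components of $\Delta_m'$ with the Lipschitz functions $w,w'$, and integration by parts gives $|\int_0^x\rho_m|\le N(1+|x|)/m$. Let $z_m''=-\rho_m$, $z_m(0)=z_m'(0)=0$. Then $z_m\to0$ in $C^1_{\mathrm{loc}}$, and $w_m=w+z_m$ satisfies
\[
P^mw_m=iE^m_\xi z_m'-(C^m_\xi+i\tau M^m)z_m\longrightarrow0\quad\text{locally uniformly.}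
\]

\emph{Test functions.} Let $\psi\in C_c^\infty(\mathbb R^{d+1})$ equal $1$ on the cube $(-1,1)^{d+1}$ and vanish outside $(-2,2)^{d+1}$. For $R\ge1$ let $u=\psi(t/R,x/R)e^{i(x'\cdot\xi+t\tau)}w_m(x_d)$ and $f=u_t-A_m^{ij}(x_d)D_{ij}u$. Take $m$ so large that $|z_m|+|z_m'|\le1$ on $(-2R,2R)$ and $\|w_m\|_{L_p(-1,1)}\ge\frac12\|w\|_{L_p(-1,1)}$. By \eqref{eq:sep}, and since terms with a derivative of the cutoff are bounded by $N/R$,
\[
\|f\|_p\le NR^{(d+1)/p}\Big(\sup_{|x_d|<2R}|P^mw_m|+R^{-1}\Big),\qquad \|u\|_p\le NR^{(d+1)/p}.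
\]
Where the cutoff equals $1$ we have $|u_t|+|D^2_{x'}u|=(|\tau|+|\xi|^2)|w_m|$. Integrating over the slab $|t|<R$, $|x_j|<R$ $(j<d)$, $|x_d|<1$ gives $\|u_t\|_p+\|D^2u\|_p\ge cR^{d/p}$ with $c>0$ independent of $m,R$. If \eqref{eq:P} held, then
\[
c\le NR^{1/p}\Big(\sup_{|x_d|<2R}|P^mw_m|+R^{-1}+R_0^{-2}\Big).
\]
Let $m\to\infty$ and $R_0\to\infty$ with $R$ fixed: $c\le NR^{1/p-1}$. Since $p>1$, this fails for large $R$. In the elliptic case all powers of $R$ in the norms lose the factor $R^{1/p}$ and the last two inequalities are unchanged.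
\end{proof}

The hypothesis $p>1$ enters because $w$ may decay at infinity, so that the lower bound comes from a slab of bounded width while the cutoff error $R^{-1}$ is spread over width $R$.

\section{A Green matrix for $P_\theta$}\label{sec:green}

In Sections~\ref{sec:green}--\ref{sec:pert} we assume $(\mathrm B_P)$ and prove $\mathrm{Par}_p(\mathcal M)$ for all $p$. Constants depend on $d,n,\kappa,\mathcal M$ and the exponents, never on the particular coefficient. In the elliptic case one assumes $(\mathrm B_E)$ and only frequencies $\theta=(\xi,0)$ occur. Of $\mathcal M$ we use compactness, convexity and the second inequality in \eqref{eq:ell-cond}, which is why the choice of matrix norm is irrelevant.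

After a Fourier transform in $(x',t)$, a system with coefficients $A(x_d)$ becomes the family $P^A_\theta\hat u=\hat g$. To return to $L_p$ we need the solution operator as an integral kernel, with bounds that are uniform in $A$, decay off the diagonal and survive differentiation in $\theta$. In this section $A$ is an $\mathcal M$-coefficient on $\mathbb R$, $P_\theta=P^A_\theta$, and $\Theta=\{\frac12\le|\theta|\le2\}$. Condition $(\mathrm B_P)$ is qualitative, and compactness makes it quantitative.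

\begin{lemma}\label{lem:apriori}
There is $K$ such that $\|w\|_{W^2_\infty}\le K\|P^A_\theta w\|_\infty$ for all $\mathcal M$-coefficients $A$, all $\theta\in\Theta$ and all $w\in W^2_\infty(\mathbb R;\mathbb C^n)$.
\end{lemma}

\begin{proof}
Otherwise there are $A_m$, $\theta_m\to\theta\in\Theta$ and $w_m$ with $\|w_m\|_{W^2_\infty}=1$ and $\|P^{A_m}_{\theta_m}w_m\|_\infty\to0$. By Lemma~\ref{lem:compact}(a), $\|w_m\|_\infty\ge c>0$ for large $m$. Translate $A_m$ and $w_m$ so that $|w_m(0)|\ge c/2$. Lemma~\ref{lem:compact}(b) with $\mathcal K=\mathcal N$ gives an $\mathcal N$-valued $\mathbf c$ and $w\in W^2_\infty$ with $P^{\mathbf c}_\theta w=0$ and $w(0)\ne0$, contrary to $(\mathrm B_P)$.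
\end{proof}

This is the only place where $(\mathrm B_P)$ is used. For $\mu>0$ and $y\in\mathbb R$ let $Y_y$ be the space of $g$ with $\|g\|_{Y_y}=\|e^{\mu|\cdot-y|}g\|_\infty<\infty$, and $X_y$ the space of $w$ with $\|w\|_{X_y}=\|w\|_{Y_y}+\|w'\|_{Y_y}+\|w''\|_{Y_y}<\infty$.

\begin{lemma}\label{lem:solve}
For $\theta\in\Theta$ the operator $P_\theta:W^2_\infty\to L_\infty$ is bijective. For all sufficiently small $\mu>0$ there is $N$ such that $\|P_\theta^{-1}g\|_{X_y}\le N\|g\|_{Y_y}$ for all $A$, $\theta\in\Theta$, $y\in\mathbb R$ and $g\in Y_y$.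
\end{lemma}

\begin{proof}
\emph{Constant coefficients.} Fix $A_0\in\mathcal M$, with $\nu(A_0)=(M,E_j,C_{jk})$. For $W=(w,w')$ the equation $P^{A_0}_\theta w=g$ reads $W'=\mathcal BW+(0,g)$ with $\mathcal B=\begin{pmatrix}0&I\\ C_\xi+i\tau M&-iE_\xi\end{pmatrix}$. An eigenvector of $\mathcal B$ with eigenvalue $i\lambda$ has the form $(v,i\lambda v)$ with $v\ne0$ and $(\mathcal A_0(\xi,\lambda)+i\tau)v=0$, where $\mathcal A_0(\zeta)=A_0^{ij}\zeta_i\zeta_j$. For real $\lambda$, \eqref{eq:real} gives $\operatorname{Re}\langle(\mathcal A_0+i\tau)v,v\rangle\ge\kappa(|\xi|^2+\lambda^2)|v|^2$, so $\xi=0$ and $\lambda=0$; but then $i\tau v=0$ with $\tau\ne0$. Hence $\mathcal B$ has no imaginary eigenvalue. With $\Pi_\mp$ the spectral projections for the left and right half-planes,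
\[
W(x)=\int_{-\infty}^xe^{(x-y)\mathcal B}\Pi_-(0,g(y))\,dy-\int_x^\infty e^{(x-y)\mathcal B}\Pi_+(0,g(y))\,dy
\]
is a bounded solution, and $P^{A_0}_\theta$ is onto.

\emph{Method of continuity.} Recall: if $P_s:X\to Y$, $s\in[0,1]$, are bounded operators between Banach spaces, continuous in $s$ in operator norm, with $\|w\|\le K\|P_sw\|$ for all $s$, and $P_0$ is onto, then $P_1$ is onto. Since $\mathcal M$ is convex, $A_s(x)=(1-s)A_0+sA(x)$ is an $\mathcal M$-coefficient, so Lemma~\ref{lem:apriori} applies to $P_s=P^{A_s}_\theta$; continuity in $s$ follows from the uniform continuity of $\nu$ on $\mathcal M$. Thus $P_\theta$ is onto, and it is injective by Lemma~\ref{lem:apriori}.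

\emph{Weights.} Let $\omega=e^{\mu\psi}$ with $\mu\le1$ and $\psi$ smooth and bounded, $|\psi'|\le1$, $|\psi''|\le2$. Then $P_\theta(\omega w)-\omega P_\theta w=2\omega'w'+\omega''w+i\omega'E_\xi w$. As $|\omega'|+|\omega''|\le4\mu\omega$ and $\omega w'=(\omega w)'-\mu\psi'\omega w$, the sup norm of this commutator is at most $N\mu\|\omega w\|_{W^2_\infty}$. For $KN\mu\le\frac12$, Lemma~\ref{lem:apriori} gives $\|\omega w\|_{W^2_\infty}\le2K\|\omega P_\theta w\|_\infty$, hence $\|\omega(|w|+|w'|+|w''|)\|_\infty\le N\|\omega P_\theta w\|_\infty$. Take $\psi=h_k\big(\sqrt{1+(x-y)^2}\big)$, where $h_k$ is smooth, $h_k(s)=s$ for $s\le k$, $h_k$ is constant for $s\ge k+2$, $0\le h_k'\le1$ and $|h_k''|\le1$, and let $k\to\infty$. Since $|x-y|\le\sqrt{1+(x-y)^2}\le|x-y|+1$, the bound follows.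
\end{proof}

\begin{lemma}\label{lem:smooth}
Let $\theta\mapsto g_\theta\in Y_y$ be smooth near $\Theta$ with $\|\partial^\alpha_\theta g_\theta\|_{Y_y}\le\epsilon N_\alpha$ on $\Theta$ for all $\alpha$. Then $w_\theta=P_\theta^{-1}g_\theta\in X_y$ is smooth near $\Theta$ and $\|\partial_\theta^\alpha w_\theta\|_{X_y}\le\epsilon N'_\alpha$ on $\Theta$, where $N'_\alpha$ depends on the $N_\beta$ but not on $A,y,\epsilon$.
\end{lemma}

\begin{proof}
The map $\theta\mapsto P_\theta\in\mathcal L(X_y,Y_y)$ is a polynomial with bounded coefficients, and its inverse is uniformly bounded on $\Theta$. By the Neumann series, $P_\theta^{-1}$ exists and is smooth near $\Theta$. The bounds follow by induction from $P_\theta\,\partial^\alpha w_\theta=\partial^\alpha g_\theta-\sum_{0<\beta\le\alpha}\binom\alpha\beta(\partial^\beta P_\theta)\,\partial^{\alpha-\beta}w_\theta$.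
\end{proof}

A Green matrix solves $P_\theta G(\cdot,y)=\delta_yI$, so $\partial_xG$ jumps at $x=y$ and $G$ does not lie in $X_y$. Since the leading coefficient of $P_\theta$ is the identity, the jump is the same as for the heat operator, and we subtract it. For $\theta\ne0$ let $\sigma=\sqrt{|\xi|^2+i\tau}$ with $\operatorname{Re}\sigma>0$, and
\[
\Gamma_\theta(x)=-\frac{e^{-\sigma|x|}}{2\sigma},\qquad \Gamma_\theta''-\sigma^2\Gamma_\theta=\delta,\qquad H_\theta(x)=\sigma^2I-C_\xi(x)-i\tau M(x),
\]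
so that $P_\theta=(\partial_x^2-\sigma^2)+iE_\xi\partial_x+H_\theta$. For $g\in L_\infty$ we have $\Gamma_\theta*g\in W^2_\infty$ and
\begin{equation}\label{eq:param}
P_\theta(\Gamma_\theta*g)=g+iE_\xi\,\Gamma_\theta'*g+H_\theta\,\Gamma_\theta*g .
\end{equation}
The function $\sigma$ is smooth on $\theta\ne0$, and $\operatorname{Re}\sigma\ge|\sigma|/\sqrt2$ because $\operatorname{Re}\sigma^2\ge0$. Every $\theta$-derivative of $\Gamma_\theta$, of $\Gamma_\theta'$ and, for $x\ne0$, of $\Gamma_\theta''=\sigma^2\Gamma_\theta$ is $e^{-\sigma|x|}$ times a polynomial in $|x|$, up to the factor $\operatorname{sign}x$. We fix $\mu$ as in Lemma~\ref{lem:solve} and so small that all these derivatives are bounded by $N_\alpha e^{-\mu|x|}$ for $\frac14\le|\theta|\le4$. By \eqref{eq:dil}, $P_\theta:W^2_\infty\to L_\infty$ is bijective for every $\theta\ne0$. Define the matrix functions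
\[
R_{\theta,y}(x)=-iE_\xi(x)\Gamma_\theta'(x-y)-H_\theta(x)\Gamma_\theta(x-y),\qquad Z_\theta(\cdot,y)=P_\theta^{-1}R_{\theta,y},
\]
where $P_\theta^{-1}$ acts column by column.

\begin{lemma}\label{lem:Z}
For $\theta\in\Theta$, all $\alpha$, and $|y-y'|\le1$,
\begin{align}
&|\partial_\theta^\alpha Z_\theta(x,y)|+|\partial_\theta^\alpha\partial_xZ_\theta(x,y)|+|\partial_\theta^\alpha\partial_x^2Z_\theta(x,y)|\le N_\alpha e^{-\mu|x-y|},\label{eq:Z1}\\
&\sum_{j=0,1}\big|\partial_\theta^\alpha\partial_x^j\big(Z_\theta(x,y)-Z_\theta(x,y')\big)\big|\le N_\alpha|y-y'|\,e^{-\mu|x-y|}.\label{eq:Z2}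
\end{align}
For all $\theta\ne0$ and $\rho>0$, with $A_\rho(x)=A(x/\rho)$,
\begin{equation}\label{eq:Zscale}
Z^A_{\rho\cdot\theta}(x,y)=\rho^{-1}Z^{A_\rho}_\theta(\rho x,\rho y).
\end{equation}
\end{lemma}

\begin{proof}
Estimate \eqref{eq:Z1} is Lemma~\ref{lem:smooth} with $g_\theta=R_{\theta,y}$.

For \eqref{eq:Z2} the difficulty is that $R_{\theta,y}-R_{\theta,y'}$ is not small in $L_\infty$: on the interval $I$ with endpoints $y,y'$, the numbers $x-y$ and $x-y'$ lie on opposite sides of the jump of $\Gamma_\theta'$. It is small in $L_1$ there, which suffices for $Z$ and $\partial_xZ$. Write $R_{\theta,y}-R_{\theta,y'}=\rho_1+\rho_2$ with $\rho_1=(R_{\theta,y}-R_{\theta,y'})1_I$. For $x\notin I$ the segment from $x-y$ to $x-y'$ avoids $0$, so the mean value theorem gives $\|\partial_\theta^\alpha\rho_2\|_{Y_y}\le N_\alpha|y-y'|$, and Lemma~\ref{lem:smooth} bounds $P_\theta^{-1}\rho_2$ as required. Next, $|\partial_\theta^\alpha\rho_1|\le N_\alpha1_I$, so all $\theta$-derivatives of $\Gamma_\theta*\rho_1$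 and $\Gamma_\theta'*\rho_1$ are bounded by $N_\alpha|y-y'|e^{-\mu|x-y|}$. By \eqref{eq:param}, $P_\theta^{-1}\rho_1=\Gamma_\theta*\rho_1-P_\theta^{-1}\big[iE_\xi\Gamma_\theta'*\rho_1+H_\theta\Gamma_\theta*\rho_1\big]$. The first term and its $x$-derivative have just been bounded, and Lemma~\ref{lem:smooth} with $\epsilon=|y-y'|$ bounds the second.

Finally $\Gamma_{\rho\cdot\theta}(x)=\rho^{-1}\Gamma_\theta(\rho x)$ gives $R^A_{\rho\cdot\theta,y}(x)=\rho R^{A_\rho}_{\theta,\rho y}(\rho x)$. By \eqref{eq:dil}, $P^A_{\rho\cdot\theta}$ maps the right side of \eqref{eq:Zscale} to this function, and \eqref{eq:Zscale} follows by uniqueness.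
\end{proof}

\begin{lemma}\label{lem:rep}
Let $\theta\ne0$ and let $g$ be bounded with compact support. Then
\[
(P_\theta^{-1}g)(x)=(\Gamma_\theta*g)(x)+\int_{\mathbb R}Z_\theta(x,y)g(y)\,dy .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Z}, $Z_\theta$ and $\partial_xZ_\theta$ are bounded and jointly continuous in $(x,y)$. Let $w_1$ be the last integral; then $w_1'=\int\partial_xZ_\theta\,g\,dy$. For each $y$, test $\partial_x^2Z_\theta=R_{\theta,y}-iE_\xi\partial_xZ_\theta+(C_\xi+i\tau M)Z_\theta$ against $\phi\in C_c^\infty(\mathbb R)$, multiply by $g(y)$ on the right and integrate in $y$. Fubini's theorem shows that $w_1\in W^2_\infty$ and $P_\theta w_1=\int R_{\theta,y}g(y)\,dy=-iE_\xi\Gamma_\theta'*g-H_\theta\Gamma_\theta*g$. Add \eqref{eq:param}.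
\end{proof}

\section{The $L_p$ estimate for coefficients depending on $x_d$}\label{sec:lp}

Points of $\mathbb R^{d+1}$ are written $X=(t,x)$, $Y=(s,y)$. The metric $\varrho(X,Y)=\max\{|t-s|^{1/2},|x-y|\}$ has as balls the cylinders $\hat Q_r(X)=(t-r^2,t+r^2)\times B_r(x)$, of measure $cr^{d+2}$; so $(\mathbb R^{d+1},\varrho,dX)$ is a space of homogeneous type. In the elliptic case $\varrho$ is the Euclidean metric on $\mathbb R^d$, cylinders are balls, and $d+2$ is replaced by $d$ throughout. We use two standard theorems, for $p\in(1,\infty)$.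

\emph{Parabolic Mikhlin theorem.} A function $m_0(\xi,\lambda,\tau)$ that is smooth on $\mathbb R^{d+1}\setminus\{0\}$ and satisfies $m_0(\rho\xi,\rho\lambda,\rho^2\tau)=m_0(\xi,\lambda,\tau)$ for $\rho>0$ is a Fourier multiplier on $L_p(\mathbb R^{d+1})$.

\emph{Calder\'on--Zygmund theorem on spaces of homogeneous type (Coifman--Weiss).} Let $Tg(X)=\int K(X,Y)g(Y)\,dY$ with a bounded kernel, $\|T\|_{L_2\to L_2}\le C$, $|K(X,Y)|\le C\varrho(X,Y)^{-d-2}$, and
\begin{equation}\label{eq:CZ}
|K(X,Y)-K(X',Y)|+|K(Y,X)-K(Y,X')|\le C\varrho(X,X')\varrho(X,Y)^{-d-3}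
\end{equation}
whenever $\varrho(X,X')\le\varrho(X,Y)/4$. Then $\|T\|_{L_p\to L_p}\le N(d,n,p)\,C$.

We abbreviate $\mathcal Du=(u_t,D^2u)$ and $\mathcal D'u=(u_t,D_{jk}u,D_{jd}u)_{j,k<d}$; thus $\mathcal D'u$ omits only $D_{dd}u$. For any $\mathcal M$-coefficient, solving $u_t-A^{ij}D_{ij}u=f$ for $D_{dd}u$ gives
\begin{equation}\label{eq:DD}
|\mathcal Du|\le N\big(|\mathcal D'u|+|f|\big)\quad\text{pointwise.}
\end{equation}

\begin{proposition}\label{prop:lp}
Let $A=A(x_d)$ be an $\mathcal M$-coefficient, $L=A^{ij}D_{ij}$ and $p\in(1,\infty)$. Then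
\begin{equation}\label{eq:lp}
\|\mathcal Du\|_p\le N\|u_t-Lu\|_p,\qquad u\in W^{1,2}_p(\mathbb R^{d+1}),
\end{equation}
and $(\partial_t-L)W^{1,2}_p(\mathbb R^{d+1})$ is dense in $L_p(\mathbb R^{d+1})$.
\end{proposition}

\begin{proof}
\emph{Splitting.} By density let $u\in C_c^\infty$, and put $g=M(Lu-u_t)$, a bounded function with compact support. By \eqref{eq:DD} it suffices to show $\|\mathcal D'u\|_p\le N\|g\|_p$. Let $\hat{\ }$ be the Fourier transform in $z=(x',t)$, with dual variable $\theta$. By \eqref{eq:sep}, $P_\theta\hat u(\theta,\cdot)=\hat g(\theta,\cdot)$, and Lemma~\ref{lem:rep} represents $\hat u$. The transforms of $D_{jk}u$, $D_{jd}u$, $u_t$ are $-\xi_j\xi_k\hat u$, $i\xi_j\partial_{x_d}\hat u$, $i\tau\hat u$. So each component of $\mathcal D'u$ equals $T_0g+T_1g$, with $T_0$ coming from $\Gamma_\theta$ and $T_1$ from $Z_\theta$. The Fourier transform of $\Gamma_\theta$ is $-(\lambda^2+|\xi|^2+i\tau)^{-1}$, so $T_0$ is the multiplier operator on $\mathbb R^{d+1}$ with symbol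 $\xi_j\xi_k$, $\xi_j\lambda$ or $-i\tau$ divided by $\lambda^2+|\xi|^2+i\tau$. It is bounded on $L_p$ by the parabolic Mikhlin theorem. The operator $T_1$ is given by
\[
\widehat{T_1g}(\theta,x_d)=\int m(\theta;x_d,y_d)\hat g(\theta,y_d)\,dy_d,\qquad m\in\{-\xi_j\xi_kZ_\theta,\ i\xi_j\partial_xZ_\theta,\ i\tau Z_\theta\},
\]
and in all three cases \eqref{eq:Zscale} gives $m^A(\rho\cdot\theta;x_d,y_d)=\rho\,m^{A_\rho}(\theta;\rho x_d,\rho y_d)$.

\emph{$L_2$ bound.} Taking $\rho=|\theta|$ and using \eqref{eq:Z1}, $|m|\le N|\theta|e^{-\mu|\theta||x_d-y_d|}$. The integrals of this bound in $x_d$ and in $y_d$ are at most $2N/\mu$. By Schur's test the kernel $m(\theta;\cdot,\cdot)$ acts boundedly on $L_2(\mathbb R)$, uniformly in $\theta$, and by Plancherel's theorem $T_1$ is bounded on $L_2(\mathbb R^{d+1})$.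

\emph{Dyadic pieces.} Take $0\le\chi_0\in C_c^\infty$ supported in the interior of $\Theta$ and positive on $\{2^{-1/2}\le|\theta|\le2^{1/2}\}$, and let $\chi=\chi_0/\sum_{\ell\in\mathbb Z}\chi_0(2^{-\ell}\cdot\theta)$; then $\sum_\ell\chi(2^{-\ell}\cdot\theta)=1$ for $\theta\ne0$. Let $K_\ell$ be the kernel of the operator with $m$ replaced by $\chi(2^{-\ell}\cdot\theta)m$. The substitution $\theta\to2^\ell\cdot\theta$ has Jacobian $2^{\ell(d+1)}$, so with $\delta_\rho(t,x)=(\rho^2t,\rho x)$
\[
K_\ell(X,Y)=2^{\ell(d+2)}k_\ell(\delta_{2^\ell}X,\delta_{2^\ell}Y),\qquad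
k_\ell(X,Y)=\frac1{(2\pi)^d}\int e^{i(z_X-z_Y)\cdot\theta}\chi(\theta)\,m^{A_{2^\ell}}(\theta;x_d,y_d)\,d\theta,
\]
where $z_X=(x',t)$, $z_Y=(y',s)$. Fix an integer $a>d+3$. Integrating by parts in $\theta$ and using \eqref{eq:Z1}, we bound $k_\ell$ and its first derivatives in $z_X$, $z_Y$ and $x_d$ by $N(1+|z_X-z_Y|)^{-a}e^{-\mu|x_d-y_d|}$; the $x_d$-derivative needs the bound on $\partial_x^2Z_\theta$. By \eqref{eq:Z2}, difference quotients in $y_d$ with step at most $1$ obey the same bound. Since $1+\varrho(X,Y)\le N(1+|z_X-z_Y|)(1+|x_d-y_d|)$, the bound is at most $N(1+\varrho(X,Y))^{-a}$, uniformly in $\ell$. We claim that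
\[
|k_\ell(X,Y)-k_\ell(X',Y)|+|k_\ell(Y,X)-k_\ell(Y,X')|\le N\varrho(X,X')\big(1+\varrho(X,Y)\big)^{-a}
\]
if $\varrho(X,X')\le\varrho(X,Y)/4$. When $\varrho(X,X')\le1$, change one coordinate at a time and use $|t-t'|\le|t-t'|^{1/2}$. When $\varrho(X,X')>1$, bound each term by its size and use $\varrho(X',Y)\ge\frac34\varrho(X,Y)$. Now $\varrho(\delta_\rho X,\delta_\rho Y)=\rho\varrho(X,Y)$ and $\sum_{\ell\in\mathbb Z}2^{\ell b}(1+2^\ell r)^{-a}\le Nr^{-b}$ for $0<b<a$. With $b=d+2$ and $b=d+3$ we see that the partial sums $K^{(m)}=\sum_{|\ell|\le m}K_\ell$ satisfy the size bound and \eqref{eq:CZ} with a constant independent of $m$. The corresponding operators $T_1^{(m)}$ are uniformly bounded on $L_2$, because $0\le\sum_{|\ell|\le m}\chi(2^{-\ell}\cdot\theta)\le1$. By the Calder\'on--Zygmund theorem $\|T_1^{(m)}g\|_p\le N\|g\|_p$. By Plancherel's theorem and dominated convergence $T_1^{(m)}g\to T_1g$ in $L_2$, hence almost everywhere along a subsequence, and Fatou's lemma gives $\|T_1g\|_p\le N\|g\|_p$.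 This proves \eqref{eq:lp}.

\emph{Density.} Let $g=a(z)b(x_d)$ with $\hat a\in C_c^\infty(\mathbb R^d\setminus\{0\})$ and $b\in C_c^\infty(\mathbb R;\mathbb C^n)$. We solve $M(Lu-u_t)=g$ in $W^{1,2}_p$. Splitting $\hat a$ with the partition $\chi(2^{-\ell}\cdot\theta)$ into finitely many pieces and dilating, we may assume $\operatorname{supp}\hat a\subset\Theta$. By Lemma~\ref{lem:smooth}, $w_\theta=P_\theta^{-1}b$ is smooth with values in $X_0$. Let $u(z,\cdot)=(2\pi)^{-d}\int e^{iz\cdot\theta}\hat a(\theta)w_\theta\,d\theta$. Integration by parts in $\theta$ bounds $u,Du,\mathcal Du$ by $N(1+|z|)^{-d-1}e^{-\mu|x_d|}$, so $u\in W^{1,2}_p$, and $u_t-Lu=-A^{dd}g$ by \eqref{eq:sep}. The functions $a$ are dense in $L_p(\mathbb R^d)$: an $h\in L_{p'}$ annihilating them has Fourier transform supported at the origin, so it is a polynomial, so $h=0$ as $p'<\infty$. Hence finite sums of such $g$ are dense in $L_p(\mathbb R^{d+1})$, and multiplication by $A^{dd}$ is an isomorphism of $L_p$.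
\end{proof}

\section{Perturbation: partially VMO coefficients}\label{sec:pert}

Assumption $(\gamma,R_0)$ makes $A-\bar A$ small on average, not uniformly, so $(A-\bar A)D^2u$ cannot be absorbed directly in $L_p$. We estimate mean oscillations instead. On a large cylinder, $u$ is split into a solution $v$ of the homogeneous frozen system, which is regular, and a remainder $w$, which is small in $L_q$ for some $q<p$. The function $D_{dd}v$ need not be continuous in $x_d$ (compare $D_{dd}u_\varepsilon$ in Section~\ref{sec:example}), so we control the oscillation of $\mathcal D'u$ only and recover $D_{dd}u$ from \eqref{eq:DD}. Let $\hat Q_r=\hat Q_r(0)$, $q\in(1,\infty)$ and $\alpha=1-1/q$. An \emph{affine function} means an affine function of $x$, independent of $t$; these form the kernel of $\mathcal D$.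

\begin{lemma}\label{lem:poinc}
For $v\in W^{1,2}_q(\hat Q_1)$, $\ \inf_\ell\|v-\ell\|_{L_q(\hat Q_1)}\le N\|\mathcal Dv\|_{L_q(\hat Q_1)}$, the infimum being taken over affine functions.
\end{lemma}

\begin{proof}
Otherwise, subtracting best approximations and normalizing, we find $v_m$ with $\|v_m\|_q=\inf_\ell\|v_m-\ell\|_q=1$ and $\|\mathcal Dv_m\|_q\to0$. The inequality $\|Dv\|_q\le N(\|D^2v\|_q+\|v\|_q)$ on $B_1$, integrated in $t$, shows that $v_m$ is bounded in $W^1_q(\hat Q_1)$. By Rellich's theorem a subsequence converges in $L_q$ to some $v$ with $\mathcal Dv=0$ and $\inf_\ell\|v-\ell\|_q=1$. But $v$ is affine.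
\end{proof}

\begin{lemma}[interior regularity]\label{lem:int}
Let $A=A(x_d)$ be an $\mathcal M$-coefficient and let $v\in W^{1,2}_q(\hat Q_1)$ solve $v_t=Lv$. Then for $k\ge4\sqrt d$
\[
\operatorname{osc}_{\hat Q_{1/k}}\mathcal D'v\le Nk^{-\alpha}\|\mathcal Dv\|_{L_q(\hat Q_1)}.
\]
\end{lemma}

\begin{proof}
\emph{Step 1: $\|v\|_{W^{1,2}_q(\hat Q_r)}\le N(r,R)\|v\|_{L_q(\hat Q_R)}$ for $r<R\le1$.} Let $r_m=r+(R-r)(1-2^{-m})$, and let $\zeta_m\in C_c^\infty(\hat Q_{r_{m+1}})$ equal $1$ on $\hat Q_{r_m}$, with $|D\zeta_m|\le N2^m$ and $|\mathcal D\zeta_m|\le N4^m$. Put $a_m=\|\mathcal D(\zeta_mv)\|_q$. Since $(\partial_t-L)(\zeta_mv)=(\partial_t\zeta_m)v-(A^{ij}+A^{ji})D_i\zeta_mD_jv-A^{ij}(D_{ij}\zeta_m)v$ and $\zeta_{m+1}=1$ on $\operatorname{supp}\zeta_m$, estimate \eqref{eq:lp} and then \eqref{eq:interp} with $\varepsilon=2^{-m}/(8N)$ give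
\[
a_m\le N2^m\|D(\zeta_{m+1}v)\|_q+N4^m\|v\|_{L_q(\hat Q_R)}\le\tfrac18a_{m+1}+N4^m\|v\|_{L_q(\hat Q_R)} .
\]
Multiply by $8^{-m}$ and sum over $m\ge0$. The series $\sum8^{-m}a_m$ converges because $a_m\le N4^m\|v\|_{W^{1,2}_q(\hat Q_R)}$, and after cancellation $a_0\le N\|v\|_{L_q(\hat Q_R)}$. The first derivatives are covered by \eqref{eq:interp} applied to $\zeta_0v$.

\emph{Step 2: tangential derivatives.} As $L$ commutes with translations in $z=(x',t)$, a difference quotient of $v$ in a direction $z_i$ solves the same system in a smaller cylinder, and its $L_q$ norm there is at most $\|\partial_{z_i}v\|_{L_q}$ on the larger one. Step 1 bounds the difference quotients in $W^{1,2}_q$ uniformly, so $\partial_{z_i}v$ is again a $W^{1,2}_q$ solution. Repeating this on shrinking cylinders, $\|\partial_z^\beta v\|_{W^{1,2}_q(\hat Q_{3/4})}\le N\|v\|_{L_q(\hat Q_1)}$ for $|\beta|\le d+2$.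

\emph{Step 3: embedding.} Let $V=\mathcal D'v$. Each component of $V$ or $D_dV$ is a component of $\mathcal Dv$, $D\partial_tv$ or $D^2D_jv$, $j<d$. So Step 2 bounds $\partial_z^\beta V$ and $\partial_z^\beta D_dV$ in $L_q(\hat Q_{3/4})$ for $|\beta|\le d+1$. Applying this to $v-\ell$, which solves the same system and has the same $V$, and using Lemma~\ref{lem:poinc}, we get the bound $N\|\mathcal Dv\|_{L_q(\hat Q_1)}$. The box $\{|t|<\frac14,\ |x_i|<\frac1{2\sqrt d}\}=\Omega\times I$, with $z\in\Omega$ and $x_d\in I$, lies in $\hat Q_{3/4}$ and contains $\hat Q_{1/k}$. We have $V\in W^1_q(I;W^{d+1}_q(\Omega))$. Since $\Omega\subset\mathbb R^d$ and $d+1-d/q>1$, $W^{d+1}_q(\Omega)\subset C^1(\bar\Omega)$, and H\"older's inequality in $x_d$ gives $V\in C^\alpha(\bar I;C^1(\bar\Omega))$. Thus $|V(X)-V(Y)|\le N(|z_X-z_Y|+|x_d-y_d|^\alpha)\|\mathcal Dv\|_{L_q(\hat Q_1)}$, and on $\hat Q_{1/k}$ the bracket is at most $Nk^{-\alpha}$.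
\end{proof}

Now fix $p\in(1,\infty)$ and let $q=p^{1/3}$, so that $1<q<q^2<p$.

\begin{lemma}[mean oscillation]\label{lem:osc}
Let $A$ be an $\mathcal M$-coefficient satisfying Assumption $(\gamma,R_0)$, $u\in W^{1,2}_p(\mathbb R^{d+1})$, $f=u_t-A^{ij}D_{ij}u$ and $V=\mathcal D'u$. If $k\ge4\sqrt d$ and $kr\le R_0/2$, then, with both cylinders centered at an arbitrary point $X_0=(t_0,x_0)$,
\[
\big(|V-(V)_{\hat Q_r}|\big)_{\hat Q_r}\le Nk^{-\alpha}\big(|\mathcal Du|^q\big)^{1/q}_{\hat Q_{kr}}+Nk^{(d+2)/q}\Big[\big(|f|^q\big)^{1/q}_{\hat Q_{kr}}+\gamma^{\alpha/q}\big(|D^2u|^{q^2}\big)^{1/q^2}_{\hat Q_{kr}}\Big].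
\]
\end{lemma}

\begin{proof}
Let $t_1=t_0+(kr)^2$, and let $\bar A(y_d)$ be the average of $A(\cdot,\cdot,y_d)$ over $Q'_{\sqrt2kr}(t_1,x_0')$. It is an $\mathcal M$-coefficient because $\mathcal M$ is closed and convex. The cylinder $Q_{\sqrt2kr}(t_1,x_0)$ contains $\hat Q_{kr}$, has the same time interval and $2^{d/2}$ times the measure, and $\sqrt2kr\le R_0$; hence $(|A-\bar A|)_{\hat Q_{kr}}\le2^{d/2}\gamma$. With $\bar L=\bar A^{ij}D_{ij}$ we have $u_t-\bar Lu=h:=f+(A^{ij}-\bar A^{ij})D_{ij}u$. H\"older's inequality with exponents $q'=1/\alpha$ and $q$, and $|A-\bar A|^{qq'}\le N|A-\bar A|$, give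
\[
\big(|A-\bar A|^q|D^2u|^q\big)^{1/q}_{\hat Q_{kr}}\le N\gamma^{\alpha/q}\big(|D^2u|^{q^2}\big)^{1/q^2}_{\hat Q_{kr}},
\]
so $(|h|^q)^{1/q}_{\hat Q_{kr}}$ is at most $N$ times the square bracket in the statement.

The operator $\partial_t-\bar L$ has dense range but need not be onto, so we solve locally. By Proposition~\ref{prop:lp} with exponent $q$ there are $w_m\in W^{1,2}_q(\mathbb R^{d+1})$ with $(\partial_t-\bar L)w_m\to h1_{\hat Q_{kr}}$ in $L_q$, and $\mathcal Dw_m$ is Cauchy in $L_q$ by \eqref{eq:lp}. Let $\Pi$ be a bounded projection of $L_q(\hat Q_{kr})$ onto the affine functions. Since $\|g-\Pi g\|\le(1+\|\Pi\|)\inf_\ell\|g-\ell\|$, Lemma~\ref{lem:poinc}, rescaled, shows that $w_m-\Pi w_m$ is Cauchy in $L_q(\hat Q_{kr})$, hence in $W^{1,2}_q(\hat Q_{kr})$. The limit $w$ solves $w_t-\bar Lw=h$ in $\hat Q_{kr}$ with $\|\mathcal Dw\|_{L_q(\hat Q_{kr})}\le N\|h\|_{L_q(\hat Q_{kr})}$.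

The function $v=u-w$ solves $v_t=\bar Lv$ in $\hat Q_{kr}$. Lemma~\ref{lem:int}, applied to $v(t_0+(kr)^2t,x_0+krx)$, gives
\[
\operatorname{osc}_{\hat Q_r}\mathcal D'v\le Nk^{-\alpha}(|\mathcal Dv|^q)^{1/q}_{\hat Q_{kr}}\le Nk^{-\alpha}\Big[(|\mathcal Du|^q)^{1/q}_{\hat Q_{kr}}+(|h|^q)^{1/q}_{\hat Q_{kr}}\Big],
\]
while $(|\mathcal D'w|)_{\hat Q_r}\le(|\mathcal Dw|^q)^{1/q}_{\hat Q_r}\le Nk^{(d+2)/q}(|h|^q)^{1/q}_{\hat Q_{kr}}$. The mean oscillation of $V=\mathcal D'v+\mathcal D'w$ over $\hat Q_r$ is at most $\operatorname{osc}_{\hat Q_r}\mathcal D'v+2(|\mathcal D'w|)_{\hat Q_r}$.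
\end{proof}

Let $\mathbb Mg(X)=\sup(|g|)_{\hat Q}$ and $g^\#(X)=\sup(|g-(g)_{\hat Q}|)_{\hat Q}$, the suprema being over all cylinders $\hat Q=\hat Q_r(X_0)$ containing $X$. For $s\in(1,\infty)$ and $g\in L_s(\mathbb R^{d+1})$, the Hardy--Littlewood theorem states $\|\mathbb Mg\|_s\le N\|g\|_s$, and the Fefferman--Stein theorem states $\|g\|_s\le N\|g^\#\|_s$.

\begin{proof}[Proof of Theorem~\ref{thm:ode}]
By Proposition~\ref{prop:nec}, $\mathrm{Par}_p(\mathcal M)$ for some $p$ implies $(\mathrm B_P)$. It remains to derive $\mathrm{Par}_p(\mathcal M)$ for each $p$ from $(\mathrm B_P)$. Let $A,u,f,V$ be as in Lemma~\ref{lem:osc}.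

\emph{Small support.} Lemma~\ref{lem:osc} covers small cylinders only. For large ones we gain from the support of $u$. Let $\rho\in(0,1)$ and suppose that $u$ vanishes outside some $\hat Q_{\rho R_0}(X_1)$. If $kr>R_0/2$, then $\rho R_0/r<2\rho k$, and H\"older's inequality gives
\[
\big(|V-(V)_{\hat Q_r}|\big)_{\hat Q_r}\le2(|V|)_{\hat Q_r}\le2\big(|\hat Q_{\rho R_0}|/|\hat Q_r|\big)^\alpha(|V|^q)^{1/q}_{\hat Q_r}\le N(\rho k)^{(d+2)\alpha}(|V|^q)^{1/q}_{\hat Q_r}.
\]
A point of $\hat Q_r(X_0)$ also lies in $\hat Q_{kr}(X_0)$, so the two cases together give, pointwise,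
\[
V^\#\le N\varpi\big(\mathbb M|\mathcal Du|^{q^2}\big)^{1/q^2}+Nk^{(d+2)/q}\big(\mathbb M|f|^q\big)^{1/q},\qquad \varpi=k^{-\alpha}+(\rho k)^{(d+2)\alpha}+k^{(d+2)/q}\gamma^{\alpha/q}.
\]
As $q<q^2<p$, the two theorems just recalled and \eqref{eq:DD} yield $\|\mathcal Du\|_p\le N_1\varpi\|\mathcal Du\|_p+N_1k^{(d+2)/q}\|f\|_p$ with $N_1$ independent of $k,\rho,\gamma,R_0$. Choose $k$, then $\rho$, then $\gamma$ so that each of the three terms of $N_1\varpi$ is at most $\frac16$. Then $\|\mathcal Du\|_p\le N\|f\|_p$.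

\emph{General $u$.} Let $r_0=\rho R_0$, fix $\eta\in C_c^\infty(\hat Q_1)$ with $\|\eta\|_p=1$, and let $\eta_{X_1}(t,x)=\eta\big((t-t_1)/r_0^2,(x-x_1)/r_0\big)$. Put $F=|f|+r_0^{-1}|Du|+r_0^{-2}|u|$. By the product rule, $|(\partial_t-A^{ij}D_{ij})(\eta_{X_1}u)|$ and $|\eta_{X_1}\mathcal Du-\mathcal D(\eta_{X_1}u)|$ are bounded by $NF1_{\hat Q_{r_0}(X_1)}$. The previous step gives $\|\eta_{X_1}\mathcal Du\|_p^p\le N\|F1_{\hat Q_{r_0}(X_1)}\|_p^p$. Integrate in $X_1$ over $\mathbb R^{d+1}$ and divide by $r_0^{d+2}$: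
\[
\|\mathcal Du\|_p\le N\|f\|_p+Nr_0^{-1}\|Du\|_p+Nr_0^{-2}\|u\|_p .
\]
Inequality \eqref{eq:interp} with $\varepsilon=r_0/(2N)$ removes the middle term and gives \eqref{eq:P}. The elliptic statement follows from the elliptic versions of Sections~\ref{sec:ode}--\ref{sec:pert}.
\end{proof}

\section{Systems without mixed derivatives}\label{sec:diag}

Here the doubling of angles seen in Section~\ref{sec:example} is the whole story.

\begin{proof}[Proof of Theorem~\ref{thm:diag}]
The class $\mathcal M^0_\kappa$ is compact and convex. For $\kappa\le2^{-1/4}$ it contains the values of the coefficients of Section~\ref{sec:example}, so the estimate fails. Let $\kappa>2^{-1/4}$ and $\vartheta_0=\arccos\kappa^2<\pi/4$. By Theorem~\ref{thm:ode} we must verify $(\mathrm B_E)$, and by \eqref{eq:dil} we may take $|\xi|=1$. Then $E_\xi=0$, and $C_\xi$ takes values in the convex hull of the matrices $A^{-1}B$ with $A=A^{dd}$ and $B=\sum_{j<d}\xi_j^2A^{jj}$. The matrix $B$ is a convex combination of the $A^{jj}$,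 so $A$, $A^\top$ and $B$ all have norm at most $\kappa^{-1}$ and quadratic form at least $\kappa|v|^2$. Such a matrix moves a real vector $v\ne0$ by an angle whose cosine is at least $\kappa|v|^2/(\kappa^{-1}|v|^2)=\kappa^2$. Let $y=(A^\top)^{-1}v$. The angles between $Bv$ and $v$ and between $v=A^\top y$ and $y$ are at most $\vartheta_0$, so the angle between $Bv$ and $y$ is at most $2\vartheta_0<\pi/2$. Since $|Bv|\ge\kappa|v|$ and $|y|\ge\kappa|v|$,
\[
\langle A^{-1}Bv,v\rangle=\langle Bv,y\rangle\ge\cos(2\vartheta_0)|Bv||y|\ge\delta|v|^2,\qquad \delta=\kappa^2(2\kappa^4-1)>0 .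
\]
This inequality passes to convex combinations and, by \eqref{eq:real}, gives $\operatorname{Re}\langle C_\xi v,v\rangle\ge\delta|v|^2$ for complex $v$. If $w\in W^2_\infty$ and $w''=C_\xi w$, then $(|w|^2)''=2|w'|^2+2\operatorname{Re}\langle C_\xi w,w\rangle\ge2\delta|w|^2$. So $|w|^2$ is bounded and convex, hence constant, and then $0\ge2\delta|w|^2$.
\end{proof}

The argument uses $\tau=0$: by the nonsymmetric part of $M$, the term $\operatorname{Re}\langle i\tau Mw,w\rangle=\tau(\langle Ma,b\rangle-\langle Mb,a\rangle)$, $w=a+ib$, has no sign.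

\section{The thresholds}\label{sec:thr}

In the rest of the paper $\mathcal M=\mathcal M_\kappa$ and $\mathcal N_\kappa=\mathcal N(\mathcal M_\kappa)$. Let $F_E$ and $F_P$ be the sets of $\kappa\in(0,1]$ for which $(\mathrm B_E)$, respectively $(\mathrm B_P)$, fails. By Theorem~\ref{thm:ode} these are the sets where the estimates fail, for each $p$. Clearly $F_E\subset F_P$, and since $\mathcal N_\kappa$ shrinks as $\kappa$ grows, $\kappa\in F$ implies $(0,\kappa]\subset F$ for $F=F_E,F_P$.

\begin{lemma}\label{lem:closed}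
Let $F$ be $F_E$ or $F_P$. If $\kappa_m\in F$ and $\kappa_m\uparrow\kappa_0$, then $\kappa_0\in F$. Consequently, if $F\ne\emptyset$, then $F=(0,\kappa^*]$ with $\kappa^*=\max F$.
\end{lemma}

\begin{proof}
Let $P^{\mathbf c_m}_{\theta_m}w_m=0$ with $\mathbf c_m$ valued in $\mathcal N_{\kappa_m}$ and $0\ne w_m\in W^2_\infty$. Dilate, normalize and translate so that $|\theta_m|=1$, $\|w_m\|_\infty=1$, $|w_m(0)|\ge\frac12$. By Lemma~\ref{lem:compact}(a) with $\mathcal K=\mathcal N_{\kappa_1}$, the $w_m$ are bounded in $W^2_\infty$. Part (b) gives limits $\theta,\mathbf c,w$ with $|\theta|=1$ (and $\tau=0$ in the elliptic case), $w(0)\ne0$ and $P^{\mathbf c}_\theta w=0$. Applied to the tails of the sequence, it shows that $\mathbf c$ takes values in $\mathcal N_{\kappa_m}$ for every $m$. It remains to see that $\bigcap_m\mathcal N_{\kappa_m}\subset\mathcal N_{\kappa_0}$. By Carath\'eodory's theorem a point of the intersection equals $\sum_{l=0}^D\lambda_l^m\nu(A_l^m)$ with $A^m_l\in\mathcal M_{\kappa_m}$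 and $D$ independent of $m$. Along a subsequence $\lambda_l^m\to\lambda_l$ and $A_l^m\to A_l\in\bigcap_m\mathcal M_{\kappa_m}=\mathcal M_{\kappa_0}$, and the point equals $\sum\lambda_l\nu(A_l)$.
\end{proof}

Mixed derivatives improve on the constant $2^{-1/4}$. An antisymmetric matrix placed in both $A^{1d}$ and $A^{d1}$ is invisible to the quadratic form in \eqref{eq:ell-cond}, but after multiplication by the rotation $M$ it acquires a symmetric part, and this part survives averaging.

\begin{proposition}\label{prop:23}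
For all $d,n\ge2$, $(2/3)^{1/4}\in F_E$.
\end{proposition}

\begin{proof}
Let $\cos\vartheta=\kappa^2$ with $\vartheta\in[0,\pi/2)$. On the first two components put
\[
A_\pm^{dd}=\kappa^{-1}R(\pm\vartheta),\qquad A_\pm^{jj}=\kappa^{-1}R(\mp\vartheta)\ \ (j<d),\qquad A_\pm^{1d}=A_\pm^{d1}=\mp\kappa^{-1}J,
\]
with all other off-diagonal blocks zero, and let $A_\pm^{ij}=\delta_{ij}I$ on the other components. The norms are at most $\kappa^{-1}$. The mixed terms of the form cancel, $\langle J\xi_d,\xi_1\rangle+\langle J\xi_1,\xi_d\rangle=0$, and the diagonal terms give at least $\kappa\sum|\xi_i|^2$ because $\kappa^{-1}\cos\vartheta=\kappa$. So $A_\pm\in\mathcal M_\kappa$. For $\xi=(1,0,\dots,0)$, on the first block,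
\[
E_\xi=\kappa R(\mp\vartheta)(\mp2\kappa^{-1}J)=-2\sin\vartheta\,I\mp2\cos\vartheta\,J,\qquad C_\xi=R(\mp2\vartheta).
\]
The constant $\mathbf c=\frac12(\nu(A_+)+\nu(A_-))\in\mathcal N_\kappa$ has $E_\xi=-2\sin\vartheta\,I$ and $C_\xi=\cos2\vartheta\,I$ there. For $v\ne0$ supported in the first two components, $P^{\mathbf c}_{(\xi,0)}(e^{i\lambda x}v)=-(\lambda^2-2\lambda\sin\vartheta+\cos2\vartheta)e^{i\lambda x}v$. The quadratic has a real root if and only if $\sin^2\vartheta\ge\cos2\vartheta$, that is, $\sin^2\vartheta\ge\frac13$, that is, $\kappa^4\le\frac23$. For $\kappa^4=\frac23$ it equals $(\lambda-3^{-1/2})^2$, and $e^{ix/\sqrt3}v$ is a bounded solution.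
\end{proof}

Put $\kappa_E^*=\max F_E$ and $\kappa_P^*=\max F_P$. Lemma~\ref{lem:closed} and Proposition~\ref{prop:23} prove the first assertion of Theorem~\ref{thm:class}. They also reduce (a) and (b) to the single value $\kappa=1$: we have $\kappa_E^*=\kappa_P^*=1$ if $(\mathrm B_E)$ fails at $\kappa=1$, and $\kappa_P^*<1$ if $(\mathrm B_P)$ holds at $\kappa=1$. Part (a) thus follows from Propositions~\ref{prop:n4} and~\ref{prop:n3d4} below, and part (b) from Lemma~\ref{lem:normal} and Propositions~\ref{prop:n2} and~\ref{prop:n3}.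

\section{The case $\kappa=1$}\label{sec:one}

\subsection{Normal form}

\begin{lemma}\label{lem:normal}
If $A\in\mathcal M_1$, then $A^{ii}=I$ and $A^{ji}=-(A^{ij})^\top$ for $i\ne j$. For every measurable $\mathcal N_1$-valued $\mathbf c$,
\begin{equation}\label{eq:normal}
P^{\mathbf c}_\theta w=w''+iE_\xi w'-(|\xi|^2+i\tau)w-F_\xi w,
\end{equation}
where $E_\xi,F_\xi$ are bounded real antisymmetric matrix functions and $|E_\xi|\le2\sqrt{d-1}\,|\xi|$. Condition $(\mathrm B_P)$ holds at $\kappa=1$ as soon as it holds for $|\xi|=1$, $\tau\in\mathbb R$.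
\end{lemma}

\begin{proof}
Taking one nonzero $\xi_i=v$ in \eqref{eq:ell-cond} gives $|v|^2\le\langle A^{ii}v,v\rangle\le|A^{ii}v||v|\le|v|^2$, and equality in the Cauchy--Schwarz inequality forces $A^{ii}v=v$. Taking $\xi_i=\pm a$, $\xi_j=b$ and the others zero gives $\pm(\langle A^{ij}b,a\rangle+\langle A^{ji}a,b\rangle)\ge0$, so $A^{ji}=-(A^{ij})^\top$. Hence $M=I$, the map $\nu$ is affine on $\mathcal M_1$, and $\mathcal N_1=\nu(\mathcal M_1)$. The matrices $A^{ij}+A^{ji}=A^{ij}-(A^{ij})^\top$ are antisymmetric of norm at most $2$. This gives \eqref{eq:normal} with $F_\xi=\sum_{j<k<d}\xi_j\xi_k(A^{jk}+A^{kj})$ and $|E_\xi|\le2\sum_{j<d}|\xi_j|\le2\sqrt{d-1}|\xi|$. If $\xi=0$, the solutions of $w''=i\tau w$, $\tau\neq0$, are combinations of $e^{\pm\sigma x}$ with $\operatorname{Re}\sigma>0$, and only $0$ is bounded. If $\xi\ne0$, dilate to $|\xi|=1$.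
\end{proof}

Since $\nu(\mathcal M_1)$ is already convex, averaging produces nothing at $\kappa=1$, and constant coefficients admit no bounded solution (see the proof of Lemma~\ref{lem:solve}). A counterexample must use coefficients that turn together with the solution. Conversely, any tuple with $A^{ii}=I$ and $A^{ij}=A^{ji}$ antisymmetric of norm at most $1$ for $i\neq j$ lies in $\mathcal M_1$, since the mixed terms of the form cancel in pairs. If $|\xi|=1$ and $P^{\mathbf c}_\theta w=0$, then by \eqref{eq:real}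
\begin{equation}\label{eq:energy}
\tfrac12(|w|^2)''=|w'|^2+|w|^2-\operatorname{Re}\langle iE_\xi w',w\rangle .
\end{equation}

\subsection{Counterexamples}

Let $d=2$, so $E_\xi=2S$ with $|S|\le1$. The right side of \eqref{eq:energy} is at least $(|w'|-|w|)^2$, so a bounded solution has constant $|w|$, and equality holds throughout: $|w'|=|w|$ and $iSw'=w$. With $w=a+ib$ this means $Sa'=b$ and $Sb'=-a$, and for $\tau=0$ the equation becomes $w''=-w$. All of this can be arranged if $a,a',b,b'$ form a moving orthonormal frame, which needs four dimensions.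

\begin{proposition}\label{prop:n4}
If $n\ge4$ and $d\ge2$, then $(\mathrm B_E)$ fails at $\kappa=1$.
\end{proposition}

\begin{proof}
Let
\[
T(x)=\begin{pmatrix}-\sin2x&\cos2x\\ \cos2x&\sin2x\end{pmatrix},\qquad S=\begin{pmatrix}0&-T\\T&0\end{pmatrix},
\]
extended by a zero block if $n>4$. As $T$ is symmetric and $T^2=I$, $S$ is antisymmetric and $|S|=1$. Put $A^{ii}=I$, $A^{1d}=A^{d1}=S(x_d)$, and let the other off-diagonal blocks vanish; this is an $\mathcal M_1$-coefficient, and for $\xi=(1,0,\dots,0)$, $\tau=0$ we have $P_\theta w=w''+2iSw'-w$. Let $e_r=(\cos x,\sin x)$ and $e_t=e_r'=(-\sin x,\cos x)$. The addition formulas give $Te_r=(\sin(x-2x),\cos(2x-x))=e_t$, hence $Te_t=e_r$. With $a=(e_r,0)$, $b=(0,e_r)$ we get $Sa'=(0,Te_t)=b$ and $Sb'=(-Te_t,0)=-a$. For $w=a+ib$ this yields $2iSw'=2i(b-ia)=2w$, and $w''=-w$, so $P_\theta w=0$.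
\end{proof}

In real terms, $u=a(x_d)\cos x_1-b(x_d)\sin x_1$ solves $\Delta u+2S(x_d)D_{1d}u=0$. The coefficient is smooth; by Remark~\ref{rem:R0}, at a fixed scale $R_0$ the estimate is violated by its dilates $S(\lambda x_d)$ as $\lambda\to\infty$.

For $n=3$ every real antisymmetric matrix has the form $[h]_\times v=h\times v$ with $h\in\mathbb R^3$, and $|[h]_\times|=|h|$. Writing $E_\xi=2[h]_\times$, $F_\xi=[f]_\times$, the equation $P_\theta w=0$ with $|\xi|=1$ reads
\begin{equation}\label{eq:cross}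
w''=(1+i\tau)w+f\times w-2ih\times w',\qquad |h|\le\sqrt{d-1}.
\end{equation}
The dimension $d$ enters through the size of $h$: the value $\sqrt3$ leaves room for a bounded solution and, as we show afterwards, $\sqrt2$ does not.

\begin{proposition}\label{prop:n3d4}
If $n=3$ and $d\ge4$, then $(\mathrm B_E)$ fails at $\kappa=1$.
\end{proposition}

\begin{proof}
Let $h,f$ be functions of $x_d$ with $|h|\le\sqrt3$, $|f|\le2$. Put $A^{ii}=I$, $A^{jd}=A^{dj}=3^{-1/2}[h]_\times$ for $j\le3$, $A^{jk}=\frac12[f]_\times$ for $j\ne k$, $j,k\le3$, and let the other blocks vanish. This is an $\mathcal M_1$-coefficient. For $\xi=3^{-1/2}(1,1,1,0,\dots,0)$ we get $E_\xi=3\cdot3^{-1/2}\cdot2\cdot3^{-1/2}[h]_\times=2[h]_\times$ and $F_\xi=6\cdot\frac13\cdot\frac12[f]_\times=[f]_\times$. So we need a bounded solution of \eqref{eq:cross} with $\tau=0$.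

We let $h$, $f$ and $w$ rotate about $e_3$, so that the equation has constant coefficients in the rotating frame. Let $\mathcal R(x)=\exp(x\omega[e_3]_\times)$, $h=\sqrt2\,k\,\mathcal Re_1$, $f=\sqrt2\,g\,\mathcal Re_1$ and $w=e^{i\mu x}\mathcal Rw_0$, with real constants $\omega,\mu,k,g$. Rotations commute with the cross product, and $w'=e^{i\mu x}\mathcal R\,\Omega w_0$ with $\Omega=i\mu+\omega[e_3]_\times$. So \eqref{eq:cross} is equivalent to
\[
\Omega^2w_0-w_0+\sqrt2\,e_1\times\big(2ik\,\Omega w_0-gw_0\big)=0 .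
\]
Let $v_\pm=(e_1\mp ie_2)/\sqrt2$, $\alpha=\mu+\omega$, $\beta=\mu-\omega$. Then $e_3\times v_\pm=\pm iv_\pm$, so $\Omega$ multiplies $v_+,v_-,e_3$ by $i\alpha,i\beta,i\mu$; moreover $\sqrt2\,e_1\times v_\pm=\mp ie_3$ and $\sqrt2\,e_1\times e_3=-i(v_+-v_-)$. For $w_0=c_+v_++c_-v_-+e_3$ and $X=2k\mu+g$ we have $2ik\Omega w_0-gw_0=-(X+2k\omega)c_+v_+-(X-2k\omega)c_-v_--Xe_3$, and the components along $v_+,v_-,e_3$ give
\[
(\alpha^2+1)c_+=iX,\qquad(\beta^2+1)c_-=-iX,\qquad\mu^2+1=i(X+2k\omega)c_+-i(X-2k\omega)c_- .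
\]
Eliminating $c_\pm$, the system is solvable if and only if
\[
\mu^2+1=X\Big[\frac{2k\omega-X}{\beta^2+1}-\frac{2k\omega+X}{\alpha^2+1}\Big].
\]
Take $\mu=\frac32$, $\omega=2$, $k=\frac65$, so $\alpha^2+1=\frac{53}4$ and $\beta^2+1=\frac54$. The condition becomes $\frac{13}4=\frac{4X}{265}(192k-58X)$, that is, $230.4X-58X^2=215.3125$. The left side equals $218.88$ at $X=2.4$ and $213.5$ at $X=2.5$, so there is a root $X\in(2.4,2.5)$. Then $g=X-3.6\in(-1.2,-1.1)$, so $|f|=\sqrt2|g|<1.7<2$, and $|h|^2=2k^2=2.88<3$. The solution $w$ has constant modulus $|w_0|\ne0$ and lies in $W^2_\infty$.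
\end{proof}

\subsection{Two equations}

The positive results are maximum principle arguments with measurable coefficients. They rest on the following fact. For a function $Y$ of class $W^2_\infty$ near $x_0$,
\begin{equation}\label{eq:max}
Y\text{ has a local maximum at }x_0\ \Longrightarrow\ Y'(x_0)=0\ \text{ and }\ \operatorname*{ess\,lim\,inf}_{x\to x_0}Y''(x)\le0,
\end{equation}
where the last quantity is the limit as $r\to0$ of the essential infimum over $|x-x_0|<r$. Indeed, if $Y''\ge c>0$ almost everywhere near $x_0$, then $Y(x)\ge Y(x_0)+\frac c2(x-x_0)^2$ there.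

\begin{proposition}\label{prop:n2}
If $n=2$, then $(\mathrm B_P)$ holds at $\kappa=1$ for every $d\ge2$.
\end{proposition}

\begin{proof}
Let $|\xi|=1$. Real antisymmetric $2\times2$ matrices are multiples of $J$, so $E_\xi=2eJ$ and $F_\xi=\phi J$ with bounded real functions $e,\phi$. The system decouples along the constant eigenvectors of $J$, with eigenvalues $\pm i$: the component $\varpi$ of a solution $w\in W^2_\infty$ satisfies $\varpi''\mp2e\varpi'-(1+i\tau\pm i\phi)\varpi=0$. The first-order coefficient is now real, so its size does not matter: $z=|\varpi|^2$ satisfies $z''\mp2ez'=2|\varpi'|^2+2z\ge2z$. Take $\lambda>0$ with $\lambda^2+2\|e\|_\infty\lambda<2$ and $\psi=\cosh\lambda x$; then $\psi''\mp2e\psi'-2\psi<0$ because $|\psi'|\le\lambda\psi$. For $\delta>0$ the function $Y=z-\delta\psi$ tends to $-\infty$ at $\pm\infty$ and satisfies $Y''\ge2Y-2\|e\|_\infty|Y'|$. If $Y$ were positive somewhere, then at a maximum point $x_0$ the right side would tend to $2Y(x_0)>0$ as $x\to x_0$,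 contrary to \eqref{eq:max}. Hence $z\le\delta\psi$ for all $\delta>0$, and $z=0$.
\end{proof}

\subsection{Three equations in dimensions two and three}

\begin{proposition}\label{prop:n3}
Let $\tau\in\mathbb R$ and $h,f\in L_\infty(\mathbb R;\mathbb R^3)$ with $|h|\le\sqrt2$. The only solution $w\in W^2_\infty(\mathbb R;\mathbb C^3)$ of the equation in \eqref{eq:cross} is $w=0$. Hence $(\mathrm B_P)$ holds at $\kappa=1$ for $n=3$, $d\le3$.
\end{proposition}

The Euclidean norm is not enough: \eqref{eq:energy} gives only $\frac12(|w|^2)''\ge(1-|h|^2)|w|^2$. That bound ignores that $h$ is real. Equation \eqref{eq:cross} keeps its form under constant rotations in $SO(3)$ and constant phases $e^{i\phi}$, and besides $|w|$ these leave $|w\cdot w|$ invariant. We build a norm from both quantities, for which the factor $1-|h|^2$ improves to $1-|h|^2/2$. In this subsection $p,q$ denote vectors in $\mathbb R^3$. For $Z=p+iq\in\mathbb C^3$ let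
\[
G(Z)=\tfrac12\big(|Z|^4+|Z\cdot Z|^2\big)=|p|^4+|q|^4+2(p\cdot q)^2,\qquad \Phi(W)=\max\{\operatorname{Re}\langle W,Z\rangle:G(Z)\le1\};
\]
the second formula for $G$ follows from $Z\cdot Z=|p|^2-|q|^2+2ip\cdot q$. The set $\{G\le1\}$ is a compact symmetric neighborhood of $0$, so $\Phi$ is a norm on $\mathbb C^3\cong\mathbb R^6$, and $G,\Phi$ are invariant under $SO(3)$ and phases. As $G$ is homogeneous of degree $4$,
\begin{equation}\label{eq:dual}
\operatorname{Re}\langle W,Z\rangle\,G(Z)^{-1/4}\le\Phi(W)\qquad\text{for all }Z\ne0 .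
\end{equation}
The point of defining $\Phi$ by duality is that we never differentiate it. For a solution $w$, the Lipschitz function $\varphi(x)=\Phi(w(x))$ is touched from below at $x_0$ by the left side of \eqref{eq:dual} with $W=w(x)$, which is linear in $w$, so the equation can be inserted. Letting $Z$ move with $x$ produces a positive term quadratic in $w'(x_0)$, which plays the role of $|w'|^2$ in \eqref{eq:energy} and absorbs the term with $h$.

\begin{lemma}\label{lem:touch}
Let $w$ be a solution as in Proposition~\ref{prop:n3}, $w(x_0)\ne0$, $\Lambda=\varphi(x_0)$. There are $\beta\in[0,\frac12]$ and a function $y$ of class $W^2_\infty$ near $x_0$ such that $y\le\varphi$, $y(x_0)=\varphi(x_0)$ and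
\[
\operatorname*{ess\,lim\,inf}_{x\to x_0}y''(x)\ge\Lambda\big(1-2\max\{\beta,\,3\beta(1-2\beta)\}\big)-3|y'(x_0)| .
\]
The factor of $\Lambda$ is positive if $\beta<\frac12$ and zero if $\beta=\frac12$. If $\beta=\frac12$, then $w\cdot w=0$ and $|w|^2=\Lambda^2/\sqrt2$ at $x_0$.
\end{lemma}

\begin{proof}
\emph{The maximizer.} Let $Z_0=p+iq$ attain the maximum defining $\Phi(w(x_0))$; then $G(Z_0)=1$. Multiplying $w$ and $Z_0$ by the same constant phase, we may assume $Z_0\cdot Z_0\ge0$, that is, $p\cdot q=0$ and $P:=|p|\ge Q:=|q|$. Then $P^4+Q^4=1$ and $P>0$. Write $w=a+ib$, so $\operatorname{Re}\langle w,Z\rangle=a\cdot p+b\cdot q$. At $Z_0$ the gradient of $G$ is $(4|p|^2p,4|q|^2q)$. The Lagrange rule makes $(a,b)(x_0)$ a multiple of it, and pairing with $(p,q)$ identifies the multiple as $\Lambda/4$. In a positively oriented orthonormal frame with $p=Pe_1$, $q=Qe_2$ we thus have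
\[
a(x_0)=\Lambda P^3e_1,\qquad b(x_0)=\Lambda Q^3e_2 .
\]
Put $\beta=P^2Q^2\le\frac12(P^4+Q^4)=\frac12$. If $\beta=\frac12$, then $P=Q=2^{-1/4}$, so $w\cdot w=0$ and $|w|^2=2\cdot2^{-3/2}\Lambda^2$ at $x_0$. Since $3\beta(1-2\beta)\le\frac38$, the maximum in the statement is at most $\frac12$, with equality only for $\beta=\frac12$.

\emph{The touching function.} Let $m,p_3,q_3$ be real parameters and $Z_1=p_1+iq_1$ with $p_1=(mQ^3,0,p_3)$, $q_1=(0,-mP^3,q_3)$. For $Z(s)=Z_0+sZ_1=p(s)+iq(s)$,
\begin{align*}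
|p(s)|^4&=P^4+4mP^3Q^3s+(6m^2P^2Q^6+2P^2p_3^2)s^2+O(s^3),\\
|q(s)|^4&=Q^4-4mP^3Q^3s+(6m^2P^6Q^2+2Q^2q_3^2)s^2+O(s^3),
\end{align*}
and $(p(s)\cdot q(s))^2=O(s^4)$. So $G(Z(s))=1+g_2s^2+O(s^3)$ with $g_2=6\beta m^2+2P^2p_3^2+2Q^2q_3^2$, and $\operatorname{Re}\langle w(x_0),Z_1\rangle=\Lambda(mP^3Q^3-mP^3Q^3)=0$. Put
\[
y(x)=\operatorname{Re}\langle w(x),Z(x-x_0)\rangle\,G\big(Z(x-x_0)\big)^{-1/4}.
\]
By \eqref{eq:dual}, $y\le\varphi$, with equality at $x_0$. The second factor is smooth, with value $1$, derivative $0$ and second derivative $-g_2/2$ at $x_0$. Below, $a',b'$ and their components $a_i',b_i'$ are taken at $x_0$. We get $y'(x_0)=\delta:=Pa_1'+Qb_2'$ and, for almost every $x$ near $x_0$,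
\[
y''(x)=\operatorname{Re}\langle w''(x),Z_0\rangle+2\operatorname{Re}\langle w'(x_0),Z_1\rangle-\tfrac12g_2\Lambda+o(1).
\]

\emph{Inserting the equation.} The real and imaginary parts of \eqref{eq:cross} are $a''=a-\tau b+f\times a+2h\times b'$ and $b''=b+\tau a+f\times b-2h\times a'$. Replacing $w(x),w'(x)$ on the right by their values at $x_0$ costs $o(1)$, since $h,f$ are bounded. In $a''\cdot p+b''\cdot q$ the first terms give $\Lambda$. The terms with $\tau$ and $f$ vanish, because $b\cdot p=a\cdot q=0$ and $a\parallel p$, $b\parallel q$ at $x_0$. With $h=h(x)$ the remaining terms are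
\[
-2h\cdot(p\times b'+a'\times q)=2h_1Qa_3'+2h_2Pb_3'-2h_3(Pb_2'+Qa_1'),
\]
as $p\times b'=P(0,-b_3',b_2')$ and $a'\times q=Q(-a_3',0,a_1')$. To separate the part controlled by $\delta$, write $a_1'=Q\ell+P^3\delta$ and $b_2'=-P\ell+Q^3\delta$. This is possible: the vectors $(Q,-P)$ and $(P^3,Q^3)$ have determinant $P^4+Q^4=1$, and pairing with $(P,Q)$ shows that the second coordinate is $\delta$. Then $Pb_2'+Qa_1'=-(P^2-Q^2)\ell+PQ(P^2+Q^2)\delta$ and $\operatorname{Re}\langle w',Z_1\rangle=m\ell+a_3'p_3+b_3'q_3$. Therefore $y''(x)=Y(h(x))+o(1)$ with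
\begin{align*}
Y(h)=\Lambda&+\big[2h_1Qa_3'+2a_3'p_3-\Lambda P^2p_3^2\big]+\big[2h_2Pb_3'+2b_3'q_3-\Lambda Q^2q_3^2\big]\\
&+\big[2h_3(P^2-Q^2)\ell+2\ell m-3\Lambda\beta m^2\big]-2h_3PQ(P^2+Q^2)\delta .
\end{align*}
Since $P^2Q^2(P^2+Q^2)^2=\beta(1+2\beta)\le1$, the last term is at least $-2\sqrt2|\delta|\ge-3|\delta|$.

\emph{Choosing the parameters.} They may depend on $w(x_0),w'(x_0)$ but not on $h$, which varies with $x$. Let $Q>0$. Maximizing the $h$-independent part of each bracket, take $p_3=a_3'/(\Lambda P^2)$, $q_3=b_3'/(\Lambda Q^2)$, $m=\ell/(3\Lambda\beta)$. The brackets become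
\[
2h_1Qa_3'+\frac{(a_3')^2}{\Lambda P^2},\qquad 2h_2Pb_3'+\frac{(b_3')^2}{\Lambda Q^2},\qquad 2h_3(P^2-Q^2)\ell+\frac{\ell^2}{3\Lambda\beta}.
\]
By $2uv+v^2/c\ge-cu^2$ for $c>0$, and $(P^2-Q^2)^2=1-2\beta$,
\[
Y(h)\ge\Lambda\big[1-\beta(h_1^2+h_2^2)-3\beta(1-2\beta)h_3^2\big]-3|\delta| ,
\]
and $|h|^2\le2$ gives the claim. Let $Q=0$, so $P=1$ and $\beta=0$. With the same $p_3$ the first bracket is $(a_3')^2/\Lambda\ge0$. The other two are $2b_3'(h_2+q_3)$ and $2\ell(h_3+m)$, which are nonnegative for $q_3=\sqrt2\operatorname{sign}b_3'$ and $m=\sqrt2\operatorname{sign}\ell$. Hence $Y(h)\ge\Lambda-3|\delta|$.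
\end{proof}

The hypothesis $d\le3$ is used only through $|h|^2\le2$, and it is used up exactly: at $\beta=\frac12$ the lemma gives a weak inequality. So we first prove a strong maximum principle for $\varphi$ and then exclude the borderline configuration directly.

\begin{proof}[Proof of Proposition~\ref{prop:n3}]
Suppose $w\ne0$ and let $S=\sup\varphi>0$.

\emph{Step 1: the supremum is attained.} Translate $w,h,f$ along a sequence $x_m$ with $\varphi(x_m)\to S$. The proof of Lemma~\ref{lem:compact}(b), with $(h,f)$ ranging in the compact convex set $\{|h|\le\sqrt2,\ |f|\le\|f\|_\infty\}$, gives a limit solution of an equation of the same kind with $\varphi(0)=S=\max\varphi$. We replace $w$ by it.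

\emph{Step 2: $\varphi$ is constant.} Otherwise a component of the open set $\{\varphi<S\}$ has a finite endpoint $x_1$, and $\varphi(x_1)=S$. The function $w(-x)$ solves \eqref{eq:cross} with $-h(-x)$ and $f(-x)$, so we may assume $\varphi<S$ on $(x_1,x_1+\rho]$. Let $B(x)=S-\varepsilon(e^{4(x-x_1)}-1)$ with $\varepsilon>0$ so small that $B>0$ on $[x_1,x_1+\rho]$ and $B(x_1+\rho)>\varphi(x_1+\rho)$; the rate $4$ beats the constant $3$ of Lemma~\ref{lem:touch}. We claim $\varphi\le B$ on $[x_1,x_1+\rho]$. If not, $\varphi-B$ has a positive maximum at an interior point $x_*$, where $\varphi(x_*)>B(x_*)>0$. For the function $y$ of Lemma~\ref{lem:touch} at $x_*$, $y-B\le\varphi-B$ with equality at $x_*$, so $y-B$ has a local maximum there. With $b_*=\varepsilon e^{4(x_*-x_1)}$ we get $y'(x_*)=B'(x_*)=-4b_*$ and $B''(x_*)=-16b_*$, so $\operatorname{ess\,lim\,inf}(y-B)''\ge-12b_*+16b_*>0$, contrary to \eqref{eq:max}. Now let $y$ be the function of Lemma~\ref{lem:touch} at $x_1$. From $y\le S=y(x_1)$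 we get $y'(x_1)=0$, while $y\le B$ to the right of $x_1$ and $y(x_1)=B(x_1)$ give $y'(x_1)\le-4\varepsilon$, a contradiction.

\emph{Step 3: rigidity.} Now $\varphi\equiv S$. At each $x_0$ the function $y$ has a local maximum, so $y'(x_0)=0$, and \eqref{eq:max} with Lemma~\ref{lem:touch} forces $\beta=\frac12$. Hence $w\cdot w\equiv0$ and $|w|^2\equiv S^2/\sqrt2$. Differentiating twice, at almost every $x$,
\[
w\cdot w'=0,\qquad w'\cdot w'+w\cdot w''=0,\qquad\operatorname{Re}\langle w',w\rangle=0,\qquad|w'|^2+\operatorname{Re}\langle w'',w\rangle=0 .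
\]
Fix such an $x$ at which \eqref{eq:cross} holds. As $w\cdot w=0$, we have $|a|=|b|=c>0$ and $a\perp b$, so $w=c\,\epsilon$ with $\epsilon=e_1+ie_2$ in a positively oriented orthonormal frame. Write $w'=\sum\zeta_ie_i$. The first relation gives $\zeta_1+i\zeta_2=0$, so $w'=\zeta_1\epsilon+\zeta_3e_3$, and the third gives $\operatorname{Re}\zeta_1=0$. Thus $w'=-ir\epsilon+\zeta e_3$ with $r\in\mathbb R$, $\zeta\in\mathbb C$. Put $\eta=h\cdot\epsilon=h_1+ih_2$.

In the second relation, $w'\cdot w'=\zeta^2$ because $\epsilon\cdot\epsilon=\epsilon\cdot e_3=0$. By \eqref{eq:cross}, $w\cdot w=0$ and $w\cdot(f\times w)=0$, we have $w\cdot w''=-2ih\cdot(w'\times w)$, and $w'\times w=c\zeta\,e_3\times\epsilon=-ic\zeta\epsilon$. So $w\cdot w''=-2c\zeta\eta$, and $\zeta^2=2c\zeta\eta$: either $\zeta=0$ or $\zeta=2c\eta$. In both cases $\operatorname{Re}(\zeta\bar\eta)\ge0$.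

The fourth relation is \eqref{eq:energy} with zero left side: $|w'|^2+|w|^2=2\operatorname{Re}\langle ih\times w',w\rangle$. The part $-ir\epsilon$ of $w'$ contributes $\langle r\,h\times\epsilon,c\epsilon\rangle=cr\,h\cdot(\epsilon\times\bar\epsilon)=-2icrh_3$, which is imaginary. The part $\zeta e_3$ contributes $ic\zeta\,(h\times e_3)\cdot\bar\epsilon=ic\zeta(h_2+ih_1)=-c\zeta\bar\eta$. Therefore
\[
2r^2+|\zeta|^2+2c^2=-2c\operatorname{Re}(\zeta\bar\eta)\le0,
\]
which is impossible since $c>0$. This proves the first statement. The second follows from Lemma~\ref{lem:normal} and \eqref{eq:cross}, since $\sqrt{d-1}\le\sqrt2$ for $d\le3$.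
\end{proof}

By the reduction at the end of Section~\ref{sec:thr}, the proof of Theorem~\ref{thm:class} is complete.

\begin{thebibliography}{1}

\bibitem{BD}
Bekarys Bekmaganbetov and Hongjie Dong,
\emph{Singular-degenerate parabolic systems with the conormal boundary condition on the upper half space},
arXiv:2509.18418 (2025).

\end{thebibliography}
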